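\title{A continuum of non-isomorphic smooth Kolmogorov automorphisms of equal entropy in dimension four}

\begin{abstract}
We construct a closed four-dimensional manifold with a smooth measure and continuum many $C^\infty$ diffeomorphisms preserving it that are Kolmogorov automorphisms, have the same entropy, and are pairwise non-isomorphic. The maps are automorphisms of a flat torus bundle over a blown-up torus. As measure-preserving systems they are random walks in random scenery with a common walk and sceneries of different entropy. They are distinguished by the term of order $\sqrt N$ in the entropy of $N$-blocks: we prove a lower bound for this term that holds for every finite generating partition and is attained by one of them.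
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $M$ be a compact $C^\infty$ manifold. A \emph{smooth measure} on $M$ is a probability measure $\mu$ given by a smooth positive density, and $\mathrm{Diff}^\infty(M,\mu)$ is the group of $C^\infty$ diffeomorphisms of $M$ that preserve $\mu$.

An invertible measure-preserving transformation $T$ of a probability space $(\Omega,\mathcal B,\mathbb P)$ is a \emph{Kolmogorov automorphism}, or $K$-automorphism, if there is a sub-$\sigma$-algebra $\mathcal K\subset\mathcal B$ such that
\[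
\mathcal K\subset T\mathcal K,\qquad \bigvee_{n\ge0}T^n\mathcal K=\mathcal B,\qquad \bigcap_{n\ge0}T^{-n}\mathcal K\ \text{ is trivial}
\]
modulo null sets. Two transformations are \emph{isomorphic}, written $T\cong T'$, if they are conjugate by a measure-preserving isomorphism defined modulo null sets. If $\mathcal K$ is generated by the values $Q\circ T^j$, $j\ge0$, of an observable $Q$, then $T^{-n}\mathcal K$ is generated by the values at times $j\ge n$. The second condition then says that the observations at all times determine the point, and the third says that the remote future carries no information.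

The basic examples are the \emph{Bernoulli} automorphisms, those isomorphic to the shift on a two-sided sequence of independent identically distributed letters; they are $K$ by the zero--one law. By Ornstein's isomorphism theorem, two Bernoulli automorphisms of the same entropy are isomorphic. Hence in a family of pairwise non-isomorphic $K$-automorphisms of equal entropy at most one member is Bernoulli, and the members have to be told apart by an invariant finer than entropy. One may ask how much room a smooth system needs for this. On the five-dimensional torus there is a continuum of $C^\infty$ diffeomorphisms that preserve a smooth measure, have the same entropy, are $K$, and are pairwise not Kakutani equivalent, hence pairwise non-isomorphic. In dimension four, Kanigowski, Rodriguez Hertz and Vinhage constructed a $C^\infty$ diffeomorphism preserving a smooth measure that is $K$ and loosely Bernoulli but not Bernoulli. (Kakutani equivalence and the loosely Bernoulli property are not used below.) The following question comes from Gerber and Kunde \cite{GK}.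

\begin{quote}
\emph{Do there exist a compact four-dimensional $C^\infty$ manifold $M$, a smooth measure $\mu$ on $M$, and an uncountable family of maps in $\mathrm{Diff}^\infty(M,\mu)$ that are $K$-automorphisms, have the same entropy, and are pairwise non-isomorphic?}
\end{quote}

The answer is yes. We write $h$ for measure-theoretic entropy, with natural logarithms, and $\mathrm{Leb}$ for Lebesgue measure on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$.

\begin{theorem}\label{thm:main}
There are a closed connected $C^\infty$ four-manifold $M$, a smooth measure $\mu$ on $M$, a number $t_0>0$, maps $T_t\in\mathrm{Diff}^\infty(M,\mu)$ and area-preserving $C^\infty$ Anosov diffeomorphisms $B_t$ of $\mathbb T^2$, for $t\in[0,t_0]$, such that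
\begin{enumerate}
\item[(1)] every $T_t$ is a $K$-automorphism, and $h_\mu(T_t)=\log\frac{5+\sqrt{21}}2$;
\item[(2)] $T_t\cong T_{t'}$ if and only if $h_{\mathrm{Leb}}(B_t)=h_{\mathrm{Leb}}(B_{t'})$;
\item[(3)] the function $t\mapsto h_{\mathrm{Leb}}(B_t)$ is continuous and not constant.
\end{enumerate}
\end{theorem}

By (3) the values $h_{\mathrm{Leb}}(B_t)$ fill a nondegenerate interval. Choosing one $t$ for each value gives a family of cardinality continuum of pairwise non-isomorphic $K$-automorphisms of equal entropy in $\mathrm{Diff}^\infty(M,\mu)$.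

Here is why one should expect this answer. Take a hyperbolic automorphism $A$ of $\mathbb T^2$, an integer-valued function $c$ on $\mathbb T^2$ of mean zero, and an area-preserving map $D$ of a second torus, and consider the skew product
\begin{equation}\label{eq:skew}
(x,y)\longmapsto(Ax,D^{c(x)}y).
\end{equation}
Its $N$th iterate acts on the fiber over $x$ by $D^{S_N(x)}$, where $S_N=\sum_{i<N}c\circ A^i$ behaves like a centered random walk. An orbit segment of length $N$ therefore explores only about $\sqrt N$ iterates of $D$. The entropy of \eqref{eq:skew} is that of $A$, whatever $D$ is, and the entropy of $D$ enters the entropy of $N$-blocks only through a term of order $\sqrt N$. Two things have to be done.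

\emph{The term of order $\sqrt N$ must yield an isomorphism invariant.} This is a statement about random walks in random scenery, Theorem~\ref{thm:walk}. It is stated and explained in Section~\ref{sec:walks} and proved in Sections~\ref{sec:estimates}--\ref{sec:lower}; the central step is the reconstruction of the scenery from a corrupted orbit name in Section~\ref{sec:reconstruction}. The resulting invariant is computed exactly in Theorem~\ref{thm:sharp}, and it shows that no $T_t$ is Bernoulli (Corollary~\ref{cor:notB}).

\emph{The map \eqref{eq:skew} must be made smooth.} A nonconstant integer-valued $c$ is discontinuous. Replacing the powers of $D$ by the suspension flow of $D$ would allow a smooth real-valued $c$, but the suspension is three-dimensional and the total dimension becomes five. In Section~\ref{sec:smooth} we keep the powers of $D$ and absorb the jumps of $c$ into the gluing of a flat $\mathbb T^2$-bundle. Section~\ref{sec:coding} identifies the resulting maps with random walks in random scenery, and Section~\ref{sec:final} proves Theorem~\ref{thm:main} and extends it to all dimensions $n\ge6$.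

\section{Block entropy and its excess}\label{sec:entropy}

For a random variable $Y$ with finitely many values, $H(Y)=-\sum_y\mathbb P(Y=y)\log\mathbb P(Y=y)$; for a probability vector $\nu$, $H(\nu)$ is the entropy of a variable with law $\nu$. For an arbitrary random variable $Z$, the conditional entropy $H(Y\,|\,Z)$ is the expected entropy of the conditional law of $Y$ given $Z$. The mutual information is $I(Y;Z)=H(Y)-H(Y\,|\,Z)$, which is symmetric when both variables are finite-valued, and $I(Y;Z\,|\,Z')=H(Y\,|\,Z')-H(Y\,|\,Z,Z')$. We use the following rules.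
\begin{enumerate}
\item[(E1)] $H(Y,Y'\,|\,Z)=H(Y'\,|\,Z)+H(Y\,|\,Y',Z)$, and conditioning on more variables does not increase entropy. In particular $H(Y\,|\,Z)\le H(Y')+H(Y\,|\,Y',Z)$: revealing side information $Y'$ costs at most $H(Y')$.
\item[(E2)] If $Y$ lies in a set with $n(Z)$ elements that is determined by $Z$, then $H(Y\,|\,Z)\le\mathbb E\log n(Z)$.
\end{enumerate}

Let $T$ be an invertible measure-preserving transformation. We regard a finite partition $\mathcal P$ as a function with finitely many values, and write $\mathcal P_a^b$ for the random word $(\mathcal P(T^iz))_{a\le i\le b}$. The partition is \emph{generating} if the functions $\mathcal P\circ T^i$, $i\in\mathbb Z$, generate the $\sigma$-algebra modulo null sets. For a finite generating partition: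
\begin{enumerate}
\item[(E3)] $h(T)=\lim_N\frac1NH(\mathcal P_0^{N-1})=H(\mathcal P\,|\,\mathcal P_{-\infty}^{-1})$, and hence, by (E1) and stationarity, $H(\mathcal P_0^{N-1}\,|\,\mathcal P_{-\infty}^{-1})=Nh(T)$.
\item[(E4)] For every finite partition $Q$ and every $\delta>0$ there are $m$ and a function $\phi$ with $\mathbb P\big(\phi(\mathcal P_{-m}^m)\ne Q\big)<\delta$.
\end{enumerate}

\begin{definition}
For a finite generating partition $\mathcal P$ of $T$, the \emph{excess entropy} is
\[
E_N(\mathcal P)=H(\mathcal P_0^{N-1})-N\,h(T).
\]
\end{definition}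

By (E3), $E_N(\mathcal P)=I(\mathcal P_0^{N-1};\mathcal P_{-\infty}^{-1})$: the excess entropy is the information that the whole past carries about the next $N$ letters. If the letters $\mathcal P\circ T^i$ are independent, then $E_N(\mathcal P)=0$. If they form a Markov chain with stationary law $\pi$, then $H(\mathcal P_0^{N-1})=H(\pi)+(N-1)h(T)$ and $E_N(\mathcal P)$ is constant. The excess entropy depends on the partition, but an isomorphism carries finite generating partitions to finite generating partitions with the same $E_N$. So a lower bound valid for \emph{all} finite generating partitions of one system, together with a smaller value for \emph{one} generating partition of another system, proves that the two systems are not isomorphic.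

Lower bounds for mutual information come from exhibiting something that both variables nearly determine.

\begin{lemma}\label{lem:three}
For finite-valued random variables $Y,Z_-,Z_+$,
\[
I(Z_-;Z_+)\ge H(Y)-H(Y\,|\,Z_-)-H(Y\,|\,Z_+).
\]
\end{lemma}

\begin{proof}
By (E1), $H(Y)-H(Y\,|\,Z_+)=I(Z_+;Y)\le I(Z_+;(Y,Z_-))=I(Z_+;Z_-)+I(Z_+;Y\,|\,Z_-)$, and the last term equals $I(Y;Z_+\,|\,Z_-)\le H(Y\,|\,Z_-)$.
\end{proof}

\section{Random walks in random scenery}\label{sec:walks}

\subsection*{The systems}
A \emph{walk} $(P,c)$ is a stochastic matrix $P$ on a finite set $\mathcal E$ together with a function $c:\mathcal E\to\mathbb Z$ such that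
\begin{enumerate}
\item[(W1)] $P$ is irreducible and aperiodic, with stationary law $\pi$, and $\sum_e\pi(e)c(e)=0$;
\item[(W2)] for $\alpha\in(0,2\pi)$ there are no $v:\mathcal E\to S^1$ and $\lambda_*\in S^1$ such that $e^{i\alpha c(e)}v(e')=\lambda_*v(e)$ whenever $P(e,e')>0$.
\end{enumerate}
Here $S^1$ is the unit circle in $\mathbb C$. Let $x=(x_n)_{n\in\mathbb Z}$ be the stationary two-sided Markov chain with matrix $P$, let $\sigma$ be the shift, $(\sigma x)_n=x_{n+1}$, and define the positions of the walker by $S_0=0$ and $S_{n+1}=S_n+c(x_n)$ for all $n\in\mathbb Z$. The \emph{scenery} is a sequence $\omega\in\mathcal A^{\mathbb Z}$ of independent letters with law $\nu$ on a finite set $\mathcal A$, independent of $x$; let $(\theta\omega)(u)=\omega(u+1)$. We call the indices $u$ of the scenery \emph{sites}. Put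
\[
T(x,\omega)=(\sigma x,\theta^{c(x_0)}\omega),\qquad Q(x,\omega)=(x_0,\omega(0)).
\]
Then $T$ is invertible and preserves the product measure, $T^i(x,\omega)=(\sigma^ix,\theta^{S_i}\omega)$ for all $i\in\mathbb Z$, and the letter read at time $i$ is
\[
q_i=Q(T^i(x,\omega))=(x_i,\omega(S_i)):
\]
the state of the chain and the scenery under the walker's feet. Let $V_N=\{S_i:0\le i<N\}$ be the set of sites visited before time $N$, and let $\hat V_N=[\min V_N,\max V_N]\cap\mathbb Z$ be its hull.

\begin{theorem}\label{thm:walk}
Let $(P,c)$ satisfy \textup{(W1)} and \textup{(W2)}. Then $T$ is a $K$-automorphism, $h(T)=h(\sigma)$, the partition $Q$ is generating, and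
\[
E_N(Q)=H(\nu)\,\mathbb E|V_N|+O(1).
\]
For every finite generating partition $\mathcal P$ of $T$,
\begin{equation}\label{eq:lower}
E_N(\mathcal P)\ \ge\ H(\nu)\,\mathbb E|\hat V_N|-o(\sqrt N).
\end{equation}
\end{theorem}

We shall see that $\mathbb E|\hat V_N|$ is of exact order $\sqrt N$, so \eqref{eq:lower} has content as soon as $H(\nu)>0$.

The mean-zero condition makes the entropy independent of the scenery: for $c\equiv1$ the map $T$ is $\sigma\times\theta$, of entropy $h(\sigma)+H(\nu)$. Condition (W2) says that $\alpha c$ is never, modulo $2\pi$, a constant plus a coboundary along the allowed transitions. It fails for $c\equiv0$, where $T=\sigma\times\mathrm{id}$ is not ergodic if $H(\nu)>0$. It fails when all values of $c$ are even ($\alpha=\pi$, $v=1$, $\lambda_*=1$); then odd sites are never visited and $Q$ does not generate if $H(\nu)>0$. It fails when all values of $c$ are odd ($\alpha=\pi$, $v=1$, $\lambda_*=-1$); then $S_n\ne0$ for odd $n$, and the local limit theorem that we use below fails.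

\begin{example}[the lazy walk]\label{ex:lazy}
Let $\mathcal E=\{-1,0,1\}$, $P(e,e')=\frac13$ and $c(e)=e$. Condition (W1) holds. For (W2), the relation for a fixed $e$ and all $e'$ forces $v$ to be constant; then $e=0$ gives $\lambda_*=1$, and $e=1$ gives $e^{i\alpha}=1$, which is excluded. The word $q_0,\dots,q_{N-1}$ consists of $N$ independent steps and of the scenery on $V_N=\hat V_N$; a letter of the scenery is new information on the first visit to its site and is known afterwards. Hence
\[
H(Q_0^{N-1})=N\log3+H(\nu)\,\mathbb E|V_N|.
\]
For $N=1,2,3$ one finds $\mathbb E|V_N|=1,\frac53,\frac{19}9$; for instance, of the nine pairs $(x_0,x_1)$, one gives $|V_3|=1$, six give $2$ and two give $3$. Since $|V_N|\le2\max_{i<N}|S_i|+1$ has mean $O(\sqrt N)$, the entropy is $\log 3$ for every $\nu$, and $E_N(Q)=H(\nu)\mathbb E|V_N|$. The interpretation as mutual information is visible: the backward walk is recurrent, so the past of the $Q$-process determines the whole scenery, and what the past knows about the next $N$ letters is exactly $\omega|_{V_N}$.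
\end{example}

\subsection*{The difficulty and the plan}
Suppose first that $Q$ is an exact finite code of $\mathcal P$, say $Q=\phi(\mathcal P_{-m}^m)$. Then $Q_0^{N-1}$ is a function of $\mathcal P_{-m}^{N+m-1}$, so $H(Q_0^{N-1})\le H(\mathcal P_0^{N-1})+2m\log|\mathcal P|$, and $E_N(\mathcal P)\ge E_N(Q)-O(1)$. For a general generator, (E4) only gives a code that errs with a small probability $\delta$. Correcting the errors one by one means naming about $\delta N$ times and the right letters at them. This costs a multiple of $N$ and swamps a term of order $\sqrt N$, however small $\delta$ is.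

The way out is not to correct the name. In time $N$ the walk visits about $\sqrt N$ sites, a typical one about $\sqrt N$ times, so the scenery is written into the name with great redundancy. Let $Y$ be the scenery in a window of width a large multiple of $\sqrt N$, let $Z_+=\mathcal P_0^{N-1}$, and let $Z_-$ be the $\mathcal P$-name on a long stretch of the past. We show that, at the price of side information of entropy $\varepsilon\sqrt N$, the word $Z_-$ determines almost all of $Y$ and the word $Z_+$ determines almost all of $\omega|_{\hat V_N}$. Lemma~\ref{lem:three} then bounds $E_N(\mathcal P)\ge I(Z_-;Z_+)$ from below. This needs two properties of the local times of the walk: most relevant sites are visited at least $\kappa\sqrt N$ times (Lemma~\ref{lem:many}), and the number of visits varies little between nearby sites (Lemma~\ref{lem:smooth}).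

\section{Estimates for the walk}\label{sec:estimates}

Fix a walk $(P,c)$ and put $c_0=\max(1,\max|c|)$. The letters $C$ and $c_1$ denote positive constants that depend only on the walk and may change from line to line. We write $\mathbb P_e,\mathbb E_e$ for the chain $(x_n)_{n\ge0}$ started at $e$; without a subscript the chain is stationary. The pair $(x_n,S_n)_{n\ge0}$ is a Markov chain on $\mathcal E\times\mathbb Z$, whose transition matrix we call $\bar P$.

\subsection*{Symmetries}
The past of the walk is as important as its future, so we first check that the hypotheses survive reflection of space and reversal of time. Let $P^*(e',e)=\pi(e)P(e,e')/\pi(e')$. The sequence $y_j=x_{-j-1}$ is the stationary chain with matrix $P^*$, and $S_{-j}=-\sum_{0\le l<j}c(y_l)$ for $j\ge0$. So $j\mapsto S_{-j}$ is the position process of the \emph{reversed walk} $(P^*,-c)$.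

\begin{lemma}\label{lem:sym}
The pairs $(P,-c)$, $(P^*,-c)$ and $(P^*,c)$ satisfy \textup{(W1)} and \textup{(W2)}.
\end{lemma}

\begin{proof}
Changing the sign of $c$ preserves (W1), and it preserves (W2) because the relation for $(-c,\alpha)$ is the relation for $(c,2\pi-\alpha)$. It remains to treat $(P^*,-c)$. From $(P^*)^n(e',e)=\pi(e)P^n(e,e')/\pi(e')$ we see that $P^*$ is irreducible and aperiodic, and its stationary law is $\pi$. If (W2) failed, there would be $\alpha,\tilde v,\tilde\lambda$ with $e^{-i\alpha c(e')}\tilde v(e)=\tilde\lambda\tilde v(e')$ whenever $P(e,e')>0$. Put $v(e)=\tilde v(e)e^{i\alpha c(e)}$. Then $e^{i\alpha c(e)}v(e')=e^{i\alpha c(e)}\cdot e^{i\alpha c(e')}\tilde v(e')=e^{i\alpha c(e)}\tilde\lambda^{-1}\tilde v(e)=\tilde\lambda^{-1}v(e)$, contradicting (W2) for $(P,c)$.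
\end{proof}

All estimates below therefore hold for these walks as well, and we take the constants valid for all four.

\subsection*{The martingale}
Since $P$ is irreducible, the range of $\mathrm{Id}-P$ consists of the functions of $\pi$-mean zero. By (W1) there is a real function $g$ with $g-Pg=c$. Put $\xi_i=g(x_i)-Pg(x_{i-1})$ and $\mathcal M_n=\sum_{i=1}^n\xi_i$. The $\xi_i$ are bounded martingale differences, and summing $c(x_i)=g(x_i)-g(x_{i+1})+\xi_{i+1}$ gives
\begin{equation}\label{eq:mart}
S_n=g(x_0)-g(x_n)+\mathcal M_n\qquad(n\ge0).
\end{equation}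
Let $\varsigma^2=\mathbb E\xi_1^2$. Then $\mathbb E\mathcal M_n^2=n\varsigma^2$, so $\mathbb ES_n^2=n\varsigma^2+O(\sqrt n)$. We have $\varsigma>0$: otherwise $g(e')=Pg(e)$, that is $c(e)=g(e)-g(e')$, whenever $P(e,e')>0$, and $v=e^{i\alpha g}$, $\lambda_*=1$ would violate (W2). Doob's inequality $\mathbb E\max_{i\le n}\mathcal M_i^2\le4\mathbb E\mathcal M_n^2$ and \eqref{eq:mart} give, for every initial state and hence also for the stationary chain,
\begin{equation}\label{eq:doob}
\mathbb E\max_{0\le i\le n}|S_i|^2\le Cn\qquad(n\ge1).
\end{equation}
In particular $\mathbb E|V_N|\le\mathbb E|\hat V_N|\le C\sqrt N$. For the lazy walk $g=c$ and $\varsigma^2=\frac23$.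

\subsection*{Fourier bounds and the local limit}
Let $P_\alpha(e,e')=e^{i\alpha c(e)}P(e,e')$. Multiplying out, $P_\alpha^n(e,e')=\mathbb E_e[e^{i\alpha S_n};x_n=e']$, so $P_\alpha^n(e,e')$ is the Fourier series of $u\mapsto\mathbb P_e(x_n=e',S_n=u)$.

\begin{lemma}\label{lem:fourier}
For all $e,e'\in\mathcal E$:
\begin{enumerate}
\item[(a)] $|P_\alpha^n(e,e')|\le Ce^{-c_1\alpha^2n}$ for $|\alpha|\le\pi$ and $n\ge0$;
\item[(b)] $P^n_{s/\sqrt n}(e,e')\to e^{-\varsigma^2s^2/2}\pi(e')$ for every real $s$;
\item[(c)] $\sup_u\mathbb P_e(S_n=u)\le Cn^{-1/2}$ for $n\ge1$;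
\item[(d)] $\sqrt n\,\mathbb P_e(x_n=e',S_n=u)\to\pi(e')/(\varsigma\sqrt{2\pi})$ for every $u\in\mathbb Z$.
\end{enumerate}
Consequently the chain $(x_n,S_n)$ on $\mathcal E\times\mathbb Z$ is irreducible, aperiodic and recurrent, and $\mathbb E|\hat V_N|\ge c_1\sqrt N$ for large $N$.
\end{lemma}

\begin{proof}
\emph{Away from $\alpha=0$.} This is where (W2) enters. Let $0<|\alpha|\le\pi$ and suppose $P_\alpha\varphi=\lambda_*\varphi$ with $\varphi\ne0$, $|\lambda_*|\ge1$. Then $|\lambda_*||\varphi|\le P|\varphi|$. Both $|\varphi|$ and $P|\varphi|$ have the same positive $\pi$-integral and $\pi>0$, so $|\lambda_*|=1$ and $P|\varphi|=|\varphi|$. By irreducibility $|\varphi|$ is constant, say $1$. Now $\lambda_*\varphi(e)=\sum_{e'}P(e,e')e^{i\alpha c(e)}\varphi(e')$ expresses a point of $S^1$ as a convex combination of points of $S^1$, so all points with positive weight equal $\lambda_*\varphi(e)$. This is the relation excluded by (W2), for $\alpha$ or $\alpha+2\pi$. Hence the spectral radius of $P_\alpha$ is less than $1$, and some power $P_\alpha^{n_0}$ has norm less than $\frac12$ in the operator norm for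 the supremum norm. The same holds for nearby real parameters $\alpha'$, and $\|P_{\alpha'}\|\le1$, so $\|P_{\alpha'}^n\|\le2^{-\lfloor n/n_0\rfloor}$. By compactness, $\|P_\alpha^n\|$ decays exponentially, uniformly on each compact subset of $[-\pi,\pi]\setminus\{0\}$.

\emph{Near $\alpha=0$.} As $P$ is irreducible and aperiodic, $1$ is a simple eigenvalue and the other eigenvalues lie in a disc $|\zeta|<\varrho$ with $\varrho<1$. Let $\Gamma_1$ be a small circle about $1$ outside that disc. For complex $\alpha$ near $0$ the resolvent $(\zeta-P_\alpha)^{-1}$ is bounded and analytic in $\alpha$ on both circles, and the spectrum of $P_\alpha$ lies inside them. So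
\[
P_\alpha^n=\lambda(\alpha)^n\Pi_\alpha+\mathcal R_n(\alpha),\quad \Pi_\alpha=\frac1{2\pi i}\oint_{\Gamma_1}(\zeta-P_\alpha)^{-1}d\zeta,\quad \mathcal R_n(\alpha)=\frac1{2\pi i}\oint_{|\zeta|=\varrho}\zeta^n(\zeta-P_\alpha)^{-1}d\zeta,
\]
where $\Pi_\alpha$ is a projection of rank one, $\lambda(\alpha)=\operatorname{tr}(P_\alpha\Pi_\alpha)$ is analytic, $\lambda(0)=1$, $\Pi_0(e,e')=\pi(e')$, and $\mathcal R_n=O(\varrho^n)$ uniformly, together with its first two derivatives on a smaller neighborhood (Cauchy estimates). Thus $\mathbb Ee^{i\alpha S_n}=\lambda(\alpha)^na(\alpha)+r_n(\alpha)$ with $a$ analytic, $a(0)=1$, and $r_n,r_n',r_n''$ bounded. The first derivative at $0$ gives $0=i\mathbb ES_n=n\lambda'(0)+O(1)$, so $\lambda'(0)=0$; this is where the mean-zero condition is used. The second derivative then gives $-\mathbb ES_n^2=n\lambda''(0)+O(1)$, so $\lambda''(0)=-\varsigma^2$. Therefore $\lambda(\alpha)=1-\varsigma^2\alpha^2/2+O(|\alpha|^3)$. This gives (b), and also $|\lambda(\alpha)|\le e^{-\varsigma^2\alpha^2/4}$ for small real $\alpha$. An exponentially small term $e^{-c_1n}$ is at most $e^{-(c_1/\pi^2)\alpha^2n}$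 for $|\alpha|\le\pi$, so the two regimes together give (a).

\emph{Inversion.} Substituting $\alpha=s/\sqrt n$ in the inversion formula,
\[
\sqrt n\,\mathbb P_e(x_n=e',S_n=u)=\frac1{2\pi}\int_{|s|\le\pi\sqrt n}e^{-isu/\sqrt n}P^n_{s/\sqrt n}(e,e')\,ds .
\]
By (a) the integrand is dominated by $Ce^{-c_1s^2}$. This gives (c), and with (b) and $\int e^{-\varsigma^2s^2/2}ds=\sqrt{2\pi}/\varsigma$ it gives (d).

By (d), $\bar P^n(y,y')>0$ for all large $n$ and $\sum_n\bar P^n(y,y)=\infty$, for all states $y,y'$; this is irreducibility, aperiodicity and recurrence. By (c), $\mathbb P(|S_n|\le\beta\sqrt n)\le C(2\beta\sqrt n+1)/\sqrt n\le\frac12$ for small $\beta>0$ and large $n$, and $|\hat V_N|\ge|S_{N-1}|$.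
\end{proof}

An irreducible recurrent chain reaches every state almost surely from every state. We use this repeatedly.

The $K$-property needs one more fact: the chain $(x_n,S_n)$ forgets its starting point in total variation, although it has no stationary probability law.

\begin{lemma}\label{lem:forget}
For all $y,y'\in\mathcal E\times\mathbb Z$, $\ \|\bar P^k(y,\cdot)-\bar P^k(y',\cdot)\|_1\to0$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Let $y=(e,u)$, $y'=(e',u')$. The Fourier series of $v\mapsto\bar P^k(y,(e'',v))$ is $e^{i\alpha u}P_\alpha^k(e,e'')$. By Parseval's identity and the substitution $\alpha=s/\sqrt k$,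
\begin{multline*}
\sum_v\big|\bar P^k(y,(e'',v))-\bar P^k(y',(e'',v))\big|^2\\
=\frac{k^{-1/2}}{2\pi}\int_{|s|\le\pi\sqrt k}\big|e^{isu/\sqrt k}P^k_{s/\sqrt k}(e,e'')-e^{isu'/\sqrt k}P^k_{s/\sqrt k}(e',e'')\big|^2ds .
\end{multline*}
By Lemma~\ref{lem:fourier}(b) both terms in the integrand tend to $e^{-\varsigma^2s^2/2}\pi(e'')$, and by (a) the integrand is dominated. So the sum is $o(k^{-1/2})$. Fix $\beta\ge1$. By the Cauchy--Schwarz inequality, the part of the $\ell^1$ norm with $|v|\le\beta\sqrt k$ is at most $|\mathcal E|\,(2\beta\sqrt k+1)^{1/2}\,o(k^{-1/4})=o(1)$. For large $k$ the rest is at most $\mathbb P_e(|S_k|>\frac\beta2\sqrt k)+\mathbb P_{e'}(|S_k|>\frac\beta2\sqrt k)\le C/\beta^2$ by \eqref{eq:doob}. Let $k\to\infty$ and then $\beta\to\infty$.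
\end{proof}

\subsection*{Local times}
For an interval of times $I\subset\mathbb Z$, the \emph{local time} is $L_I(u)=\#\{i\in I:S_i=u\}$, and $L_n=L_{[0,n)}$. The total mass is $\sum_uL_n(u)=n$. The next lemma says that translating $L_n$ by $a$ changes it by a fraction $(a^2/n)^{1/4}$ of its mass, which is small when $a\ll\sqrt n$.

\begin{lemma}\label{lem:smooth}
For all integers $a\neq0$ and $n\ge1$, $\ \mathbb E\sum_u|L_n(u)-L_n(u+a)|\le C|a|^{1/2}n^{3/4}$.
\end{lemma}

\begin{proof}
The sum is the same for $a$ and $-a$, so let $a\ge1$. The Fourier series of $u\mapsto L_n(u)-L_n(u+a)$ is $(1-e^{-ia\alpha})\sum_{j<n}e^{i\alpha S_j}$, so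
\[
\mathbb E\sum_u\big(L_n(u)-L_n(u+a)\big)^2=\frac1{2\pi}\int_{-\pi}^\pi(2-2\cos a\alpha)\sum_{i,j<n}\mathbb Ee^{i\alpha(S_j-S_i)}\,d\alpha .
\]
By stationarity and Lemma~\ref{lem:fourier}(a), $|\mathbb Ee^{i\alpha(S_j-S_i)}|\le Ce^{-c_1\alpha^2|j-i|}$. Since $\sum_{k\ge0}e^{-c_1\alpha^2k}\le1+1/(c_1\alpha^2)\le C/\alpha^2$ for $0<|\alpha|\le\pi$, the double sum is at most $Cn/\alpha^2$ in modulus. With $2-2\cos a\alpha\le\min(4,a^2\alpha^2)$ and $\int_{\mathbb R}\min(4,a^2\alpha^2)\alpha^{-2}d\alpha=8a$, the expected sum of squares is at most $Can$. At most $2|V_n|$ of the terms are nonzero, so two applications of the Cauchy--Schwarz inequality bound the expected sum of absolute values by $(2\mathbb E|V_n|)^{1/2}(Can)^{1/2}\le C(\sqrt n)^{1/2}(an)^{1/2}$.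
\end{proof}

We turn to lower bounds. Once the walker is within distance $c_0$ of a site, it visits that site about $\sqrt m$ times in the next $m$ steps.

\begin{lemma}\label{lem:near}
For every $\varepsilon>0$ there are $\kappa_1>0$ and $m_1$ such that $\mathbb P_e\big(L_m(a)<\kappa_1\sqrt m\big)\le\varepsilon$ for all $m\ge m_1$, all $e\in\mathcal E$ and all $|a|\le c_0$.
\end{lemma}

\begin{proof}
Fix $e_*\in\mathcal E$ and put $y_*=(e_*,a)$. Started from $(e,0)$, the chain hits $y_*$ at an almost surely finite time, which exceeds $m/2$ with probability at most $\varepsilon/2$ for large $m$, uniformly over the finitely many pairs $(e,a)$. Let $(Y_k)$ be the chain started at $y_*$ and $\rho$ its first return time; by translation invariance the law of $\rho$ does not depend on $a$. Decomposing according to the last visit to $y_*$ up to time $n$,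
\[
1=\sum_{k\le n}\mathbb P(Y_k=y_*)\,\mathbb P(\rho>n-k)\ge\mathbb P(\rho>n)\sum_{k\le n}\mathbb P(Y_k=y_*),
\]
and the last sum is at least $c_1\sqrt n$ for $n\ge 1$, by Lemma~\ref{lem:fourier}(d) and because its term $k=0$ equals $1$. So $\mathbb P(\rho>n)\le Cn^{-1/2}$, and $\mathbb E\min(\rho,b)=\sum_{n<b}\mathbb P(\rho>n)\le C\sqrt b$ for integers $b\geq1$. The successive return times $\rho_1,\rho_2,\dots$ are independent copies of $\rho$. If no $\rho_i$ with $i\le j$ exceeds $b$, then $\sum_{i\le j}\rho_i=\sum_{i\le j}\min(\rho_i,b)$; hence by Markov's inequality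
\[
\mathbb P(\rho_1+\dots+\rho_j\ge b)\le j\,\mathbb P(\rho>b)+\frac jb\,\mathbb E\min(\rho,b)\le Cjb^{-1/2}.
\]
Take $b=\lfloor m/2\rfloor-1$ and $j=\lceil\kappa_1\sqrt m\rceil$. The bound is at most $C(\kappa_1+m^{-1/2})$, which is at most $\varepsilon/2$ for small $\kappa_1$ and large $m$. Outside the two exceptional events, $y_*$ is visited $j+1$ times before time $m/2+b<m$.
\end{proof}

\begin{lemma}\label{lem:many}
\begin{enumerate}
\item[(a)] For every $\varepsilon>0$ there is $\kappa>0$ such that, for all large $N$,
\[
\mathbb E\,\#\{u\in\hat V_N:L_N(u)<\kappa\sqrt N\}\le\varepsilon\sqrt N .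
\]
\item[(b)] For all $b,\varepsilon>0$ there are an integer $r\ge1$ and $\kappa>0$ such that, for all large $N$ and all $|u|\le b\sqrt N$,
\[
\mathbb P\big(L_{[-rN,0)}(u)<\kappa\sqrt N\big)\le\varepsilon .
\]
\end{enumerate}
Both statements remain true when $\kappa$ is decreased.
\end{lemma}

\begin{proof}
The last sentence holds because the events shrink with $\kappa$.

(a) We count sites $u\ge0$; for $u<0$ apply the result to $(P,-c)$. Let $\tau_u=\min\{i\ge0:S_i\ge u\}$. This is a stopping time of the chain $(x_i,S_i)$, the overshoot satisfies $0\le S_{\tau_u}-u\le c_0$, and $u\in\hat V_N$ if and only if $\tau_u<N$. A site that is first passed early has time to accumulate visits, and few sites are first passed late. Let $\kappa',\varepsilon'\in(0,1)$, let $\kappa_1$ be given by Lemma~\ref{lem:near} for $\varepsilon'$, and put $m=\lceil\kappa'N\rceil$. If $\tau_u\le N-m$, then $L_N(u)$ is at least the number of visits to $u$ during $[\tau_u,\tau_u+m)$. The strong Markov property at $\tau_u$ and Lemma~\ref{lem:near} give, for large $N$,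
\[
\sum_{u\ge0}\mathbb P\big(\tau_u\le N-m,\ L_N(u)<\kappa_1\sqrt m\big)\le\varepsilon'\sum_{u\ge0}\mathbb P(\tau_u\le N)=\varepsilon'\,\mathbb E\Big(1+\max_{i\le N}S_i\Big)\le C\varepsilon'\sqrt N
\]
by \eqref{eq:doob}. The sites with $N-m<\tau_u<N$ are those with $\max_{i\le N-m}S_i<u\le\max_{i<N}S_i$. Their number is at most $\max_{0\le j<m}(S_{N-m+j}-S_{N-m})$, whose mean is at most $C\sqrt m\le C\sqrt{\kappa'N+1}$ by stationarity and \eqref{eq:doob}. Choose $\kappa'$ and $\varepsilon'$ so small that the two bounds add up to at most $\frac\varepsilon2\sqrt N$ for large $N$, and put $\kappa=\kappa_1\sqrt{\kappa'}$, so that $\kappa\sqrt N\le\kappa_1\sqrt m$.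

(b) Let $S'_j=S_{-j}$, $j\ge0$, be the reversed walk, so that $L_{[-rN,0)}(u)=\#\{1\le j\le rN:S'_j=u\}$. Let $0\le u\le b\sqrt N$; for negative $u$ use $(P^*,c)$. Put $m=\lfloor rN/2\rfloor$. We first show that $S'$ reaches $[u,\infty)$ by time $m$ with probability at least $1-\varepsilon/2$, if $r$ is large. Let $a>0$, and let $\rho$ be the minimum of $m$ and the first $j\ge0$ with $S'_j\notin(-a\sqrt N,u)$. Optional stopping in \eqref{eq:mart}, written for the reversed walk, gives $|\mathbb ES'_\rho|\le C$. Always $S'_\rho\le u+c_0$, and $S'_\rho\le-a\sqrt N$ on the event $\mathcal D$ of exit at the bottom. So $-C\le u+c_0-a\sqrt N\,\mathbb P(\mathcal D)$, that is $\mathbb P(\mathcal D)\le(b\sqrt N+C)/(a\sqrt N)$. If there is no exit by time $m$, then $S'_m\in(-a\sqrt N,u)$, which by Lemma~\ref{lem:fourier}(c) has probability at most $C\big((a+b)\sqrt N+1\big)/\sqrt m$. Choose $a$ and then $r$ so that each bound is at most $\varepsilon/4$ for large $N$.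

At the first time that $S'\ge u$ the overshoot is at most $c_0$. By the strong Markov property and Lemma~\ref{lem:near} with $\varepsilon/2$, outside an event of total probability at most $\varepsilon$ the site $u$ is visited at least $\kappa_1\sqrt m$ times at times $j\in[0,2m)\subset[0,rN)$. Discarding $j=0$ loses at most one visit, and $\kappa_1\sqrt m-1\ge\frac14\kappa_1\sqrt{rN}$ for large $N$. Take $\kappa=\frac14\kappa_1\sqrt r$.
\end{proof}

\section{Generator, entropy and the $K$-property}\label{sec:K}

\begin{proposition}\label{prop:K}
The partition $Q$ is generating, $h(T)=h(\sigma)$, $E_N(Q)=H(\nu)\mathbb E|V_N|+O(1)$, and $T$ is a $K$-automorphism.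
\end{proposition}

\begin{proof}
\emph{Generator.} The sequence $(q_i)_{i\in\mathbb Z}$ determines $x$, hence all $S_i$, hence $\omega$ at every visited site. By recurrence every site is visited almost surely.

\emph{Entropy.} The word $Q_0^{N-1}$ determines $x_0,\dots,x_{N-1}$, and given these it is equivalent to $\omega|_{V_N}$. Since $\omega$ is independent of $x$,
\[
H(Q_0^{N-1})=H(x_0,\dots,x_{N-1})+H(\nu)\mathbb E|V_N|=H(\pi)+(N-1)h(\sigma)+H(\nu)\mathbb E|V_N|.
\]
As $\mathbb E|V_N|=O(\sqrt N)$, (E3) gives $h(T)=h(\sigma)$, and the formula for $E_N(Q)$ follows.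

\emph{The $K$-property.} Let $\mathcal K$ be generated by $q_j$, $j\ge0$. Then $T^n\mathcal K$ is generated by $q_j$, $j\ge-n$, for every $n\in\mathbb Z$. So $\mathcal K\subset T\mathcal K$, and $\bigvee_nT^n\mathcal K$ is the full $\sigma$-algebra because $Q$ generates. It remains to show that a bounded function $f$ measurable for the tail $\mathcal T=\bigcap_nT^{-n}\mathcal K$ is constant. We show first that $f$ does not depend on $x$ and then that it does not depend on $\omega$.

For each $m\ge0$ there is a measurable $f_m$ with $|f_m|\le\|f\|_\infty$ and $f=f_m\big((x_j,\omega(S_j))_{j\ge m}\big)$ almost surely. By Fubini's theorem, for almost every $\omega$ these relations hold for all $m$ and almost every $x$. Fix such an $\omega$ and put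
\[
\psi_m(e,u)=\mathbb E_e\,f_m\big((x_j,\omega(u+S_j))_{j\ge0}\big).
\]
By the Markov property $\mathbb E[f(\cdot,\omega)\,|\,x_0,\dots,x_m]=\psi_m(x_m,S_m)$. Call $y\in\mathcal E\times\mathbb Z$ \emph{reachable at time $m$} if $\mathbb P((x_m,S_m)=y)>0$. For such $y$, compute the conditional expectation of $f(\cdot,\omega)$ given $(x_m,S_m)=y$ once with $f_m$ and once with $f_{m+k}$:
\[
\psi_m(y)=\sum_{y''}\bar P^k(y,y'')\,\psi_{m+k}(y'')\qquad(k\ge0).
\]
For $y,y'$ reachable at time $m$ this gives $|\psi_m(y)-\psi_m(y')|\le\|f\|_\infty\|\bar P^k(y,\cdot)-\bar P^k(y',\cdot)\|_1$, which tends to $0$ by Lemma~\ref{lem:forget}. So $\psi_m(x_m,S_m)$ is almost surely equal to its mean $F(\omega):=\mathbb Ef(\cdot,\omega)$. The function $f(\cdot,\omega)=f_0(\cdots)$ depends only on $x_0,x_1,\dots$, so martingale convergence gives $f(x,\omega)=F(\omega)$ almost surely.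

Since $f$ is a function of $(q_j)_{j\ge n+m}$ for every $n$, the function $f\circ T^{-m}$ is a function of $(q_j)_{j\ge n}$ for every $n$, so it is $\mathcal T$-measurable. By the first step $f\circ T^{-m}=F_m(\omega)$ for some $F_m$; composing with $T^m$ gives $F(\omega)=F_m(\theta^{S_m}\omega)$ almost surely. By Lemma~\ref{lem:fourier}(d), for large $m$ both events $S_m=0$ and $S_m=1$ have positive probability, and they are independent of $\omega$. Hence $F_m(\omega)=F(\omega)=F_m(\theta\omega)$ for almost every $\omega$. As $\theta$ is ergodic, $F_m$ is constant, and so is $f$.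
\end{proof}

\section{Reading the scenery from a corrupted name}\label{sec:reconstruction}

\subsection*{One error, one scale, many scales}
Consider the lazy walk of Example~\ref{ex:lazy} in a scenery with $\omega(0),\omega(1),\omega(2)=\mathsf a,\mathsf b,\mathsf a$, and suppose the step at time $2$ is misread as $0$:
\[
\begin{array}{c|rrrr|rrrr}
i&0&1&2&3&4&5&6&7\\\hline
x_i&1&1&-1&-1&1&1&0&-1\\
S_i&0&1&2&1&0&1&2&2\\
\omega(S_i)&\mathsf a&\mathsf b&\mathsf a&\mathsf b&\mathsf a&\mathsf b&\mathsf a&\mathsf a\\\hline
\text{step as read}&1&1&0&-1&1&1&0&-1\\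
\text{position as computed}&0&1&2&2&1&2&3&3
\end{array}
\]
One wrong letter displaces all later positions, and the reader assigns both $\mathsf a$ and $\mathsf b$ to site $2$. But the block of times $[4,8)$ has no error. Given its \emph{address}, namely which block it is and that $S_4=0$, the reader recovers the scenery on $\{0,1,2\}$ without ever learning where the error was.

The question is what the addresses cost. Suppose the name has length $\ell$, the errors have density $\delta$, and the window has about $w\approx\sqrt\ell$ sites. We can afford side information of entropy $\varepsilon w$. If the errors are evenly spaced, an error-free block has length $n_0\le1/\delta$ and shows at most $n_0$ sites, so $w/n_0$ blocks are needed. An absolute address costs about $\log\ell$, and the total $(w/n_0)\log\ell$ is too large by an unbounded factor. The remedy is to use relative addresses. We assign long blocks to large cells of sites, then to each smaller cell a shorter block inside the long block of its parent cell, and so on down to bounded scale. An address then only locates a block within its parent, and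 the expensive addresses are shared by many sites.

It is not evident that restricting a cell to sub-blocks of the block chosen for its parent loses little. The quantity that propagates through the scales is the time that the walk spends during a block at sites that the block fails to recover. If cells have size $R\ll\sqrt n$ for blocks of length $n$, the local time of a block is almost constant on a cell by Lemma~\ref{lem:smooth}. This lost time is then essentially a weighted count of lost sites, and choosing for each cell the sub-block that loses the fewest sites does at least as well as any given sub-block.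

\subsection*{Cells and blocks}
Let $R_0\ge2$ be a power of $2$, and put $R_k=R_0^{2^k}$ and $n_k=R_k^4$; thus $n_{k+1}=n_k^2$, and $R_k$ divides $R_{k+1}$. The relation $n_k=R_k^4$ makes the relative fluctuation $(R_k^2/n_k)^{1/4}=R_k^{-1/2}$ of local times summable in $k$. The relation $n_{k+1}=n_k^2$ makes the cost per site of a level-$k$ address, of order $(\log n_{k+1})/R_k$, summable as well.

The \emph{level-$k$ cells} are the sets $[jR_k,(j+1)R_k)\cap\mathbb Z$, $j\in\mathbb Z$; each lies in one level-$(k+1)$ cell. Let $\Theta$ be the time interval $[0,\ell)$ or $[-\ell,0)$ with $\ell\ge n_0^{4/3}$, and let $k_*=k_*(\ell)$ be maximal with $n_{k_*}\le\ell^{3/4}$. Then $n_{k_*}^2>\ell^{3/4}$, so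
\begin{equation}\label{eq:top}
\ell^{3/32}<R_{k_*}\le\ell^{3/16}.
\end{equation}
Cut $\Theta$ from the left into \emph{level-$k_*$ blocks} of length $n_{k_*}$, discarding fewer than $n_{k_*}$ times at the right end. For $0\le k<k_*$ cut each level-$(k+1)$ block into $n_k$ level-$k$ blocks of length $n_k$.

\begin{proposition}\label{prop:recon}
Let $\hat q=(\hat q_i)_{i\in\Theta}$ be a random word in the alphabet $\mathcal E\times\mathcal A$ with $\mathbb E\#\{i\in\Theta:\hat q_i\ne q_i\}\le\delta\ell$, and let $W=[-w,w)\cap\mathbb Z$, where $w\ge1$ is divisible by $R_{k_*}$. There are a random set $U\subset W$ and a finite-valued random variable $\Xi$ such that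
\begin{enumerate}
\item[(1)] $H(\Xi)\le C_*w\Big(\dfrac{\log R_0}{R_0}+\dfrac{\log\ell}{\ell^{3/32}}\Big)$;
\item[(2)] $U$ and $\omega|_U$ are functions of $(\hat q,\Xi)$;
\item[(3)] $\mathbb E\sum_{u\in W\setminus U}L_\Theta(u)\le\big(n_0\delta+C_*n_0^{-1/8}+\ell^{-1/4}\big)\ell$.
\end{enumerate}
The constant $C_*$ depends only on the walk.
\end{proposition}

Nothing is assumed about the joint law of the errors with $x$ and $\omega$.

\begin{proof}
\emph{The recovered sets.} We define a set $U_J\subset\mathbb Z$ for every block $J$, from the bottom up. For a level-$0$ block $I$, let $U_I=\{S_i:i\in I\}$ if $\hat q=q$ on $I$, and $U_I=\emptyset$ otherwise. For a level-$(k+1)$ block $J$ and a level-$k$ cell $D$, let $I_J(D)$ be the first level-$k$ block $I\subset J$ that minimizes $|D\setminus U_I|$, and define $U_J$ by $U_J\cap D=U_{I_J(D)}\cap D$ for all level-$k$ cells $D$. At the top, $W$ is a union of level-$k_*$ cells because $R_{k_*}$ divides $w$. For such a cell $D$ let $J_{k_*}(D)$ be the first level-$k_*$ block $I$ that minimizes $|D\setminus U_I|$, and define $U\subset W$ by $U\cap D=U_{J_{k_*}(D)}\cap D$.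

\emph{Proof of (3).} For a block $J$ let $\Lambda(J)=\sum_{u\notin U_J}L_J(u)$ be the lost time. For a level-$k$ block $I$ and a level-$k$ cell $D$ let $\bar L_I(D)=R_k^{-1}\sum_{v\in D}L_I(v)$ be the average local time on $D$, and put
\[
\Delta(I,D)=\sum_{u\in D}\big|L_I(u)-\bar L_I(D)\big|,\qquad\Delta(I)=\sum_D\Delta(I,D).
\]
For any subset $D'\subset D$ the numbers $\sum_{u\in D'}L_I(u)$ and $|D'|\bar L_I(D)$ differ by at most $\Delta(I,D)$. Let $J$ have level $k+1$. By construction $|D\setminus U_J|\le|D\setminus U_I|$ for \emph{every} level-$k$ block $I\subset J$. Hence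
\begin{align*}
\sum_{u\in D\setminus U_J}L_I(u)&\le|D\setminus U_J|\,\bar L_I(D)+\Delta(I,D)\\
&\le|D\setminus U_I|\,\bar L_I(D)+\Delta(I,D)\le\sum_{u\in D\setminus U_I}L_I(u)+2\Delta(I,D).
\end{align*}
Summing over $D$ and over $I\subset J$, and using $L_J=\sum_{I\subset J}L_I$, we get $\Lambda(J)\le\sum_{I\subset J}\big(\Lambda(I)+2\Delta(I)\big)$. The same chain of inequalities holds with $U$ in place of $U_J$, for level-$k_*$ cells $D\subset W$ and all level-$k_*$ blocks $I$. Taking the discarded times into account,
\[
\sum_{u\in W\setminus U}L_\Theta(u)\le n_{k_*}+\sum_{I\text{ of level }k_*}\big(\Lambda(I)+2\Delta(I)\big).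
\]
For a level-$0$ block, $\Lambda(I)=0$ if there is no error in $I$ and $\Lambda(I)=n_0$ otherwise, so $\Lambda(I)\le n_0\#\{i\in I:\hat q_i\ne q_i\}$. Iterating from level $k_*$ down to level $0$,
\begin{equation}\label{eq:lost}
\sum_{u\in W\setminus U}L_\Theta(u)\le\ell^{3/4}+n_0\#\{i\in\Theta:\hat q_i\ne q_i\}+2\sum_{k=0}^{k_*}\ \sum_{I\text{ of level }k}\Delta(I).
\end{equation}
For $u\in D$ we have $|L_I(u)-\bar L_I(D)|\le R_k^{-1}\sum_{v\in D}|L_I(u)-L_I(v)|$, and $|u-v|<R_k$. So
\[
\Delta(I)\le\frac1{R_k}\sum_{0<|a|<R_k}\ \sum_{u\in\mathbb Z}|L_I(u)-L_I(u+a)|.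
\]
If $I$ starts at time $i_0$, then $L_I(u)$ is the local time $L_{n_k}$ of the shifted chain $\sigma^{i_0}x$ at the site $u-S_{i_0}$. The inner sum is invariant under translation of $u$, so by stationarity Lemma~\ref{lem:smooth} applies and gives $\mathbb E\Delta(I)\le CR_k^{1/2}n_k^{3/4}=Cn_k^{7/8}$. There are at most $\ell/n_k$ blocks of level $k$, and
\[
\sum_kn_k^{-1/8}=\sum_kR_0^{-2^k/2}\le R_0^{-1/2}\sum_k2^{-(2^k-1)/2}\le Cn_0^{-1/8}.
\]
Taking expectations in \eqref{eq:lost} proves (3).

\emph{The addresses.} Now assign blocks to cells from the top down. For $k<k_*$ and a level-$k$ cell $D\subset W$ with parent level-$(k+1)$ cell $D^+$, put $J_k(D)=I_{J_{k+1}(D^+)}(D)$, a level-$k$ block inside $J_{k+1}(D^+)$. Then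
\begin{equation}\label{eq:descend}
U\cap D=U_{J_k(D)}\cap D\quad\text{for every level-$k$ cell }D\subset W .
\end{equation}
This is the definition for $k=k_*$. If it holds for $D^+$ with $J=J_{k+1}(D^+)$, then $U\cap D=U_J\cap D=U_{I_J(D)}\cap D$, which is \eqref{eq:descend} for $D$. Let $\Xi$ record:
\begin{itemize}
\item for each level-$k_*$ cell $D\subset W$, the block $J_{k_*}(D)$ and the value of $S$ at its first time: at most $\ell(2c_0\ell+1)$ possibilities;
\item for each $k<k_*$ and each level-$k$ cell $D\subset W$, the index of $J_k(D)$ inside $J_{k+1}(D^+)$ and the difference of the values of $S$ at the first times of these two blocks: at most $n_k(2c_0n_{k+1}+1)$ possibilities;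
\item for each level-$0$ cell $D\subset W$, one bit telling whether $\hat q=q$ on $J_0(D)$.
\end{itemize}

\emph{Proof of (1).} There are $2w/R_k$ level-$k$ cells in $W$, so by (E2)
\[
H(\Xi)\le\sum_{k<k_*}\frac{2w}{R_k}\log\big(n_k(2c_0n_k^2+1)\big)+\frac{2w}{R_{k_*}}\log\big(\ell(2c_0\ell+1)\big)+\frac{2w}{R_0}\log2 .
\]
The logarithms in the first sum are at most $C\log R_k$, and
\[
\sum_k\frac{\log R_k}{R_k}=\sum_k\frac{2^k\log R_0}{R_0^{2^k}}\le\frac{\log R_0}{R_0}\sum_k2^{\,k-(2^k-1)} .
\]
The middle term is at most $Cw\ell^{-3/32}\log\ell$ by \eqref{eq:top}, and the last is at most $2w(\log R_0)/R_0$.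

\emph{Proof of (2).} Descending through the ancestors of a level-$0$ cell $D\subset W$, one reads from $\Xi$ the time interval $J_0(D)$ and the value of $S$ at its first time. If the bit reports an error, then $U\cap D=\emptyset$ by \eqref{eq:descend}. Otherwise $\hat q$ on $J_0(D)$ gives $x_i$, hence $S_i$, and $\omega(S_i)$ for all $i\in J_0(D)$. This yields $U\cap D=\{S_i:i\in J_0(D)\}\cap D$ and the scenery on it.
\end{proof}

\section{The lower bound and the invariant}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:walk}]
By Proposition~\ref{prop:K} only \eqref{eq:lower} remains. Let $\mathcal P$ be a finite generating partition and $\varepsilon\in(0,1)$. Proposition~\ref{prop:recon} bounds the \emph{time} spent at lost sites; dividing by a lower bound $\kappa\sqrt N$ for local times turns it into a bound on the \emph{number} of lost sites. This dictates the order of the parameters: the window, then the length of the past and $\kappa$, then the bottom scale $R_0$, and the accuracy $\delta$ of the code last.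

\emph{Parameters.}
\begin{itemize}
\item Choose $b\ge1$ with $\mathbb E\big|\hat V_N\setminus[-b\sqrt N,b\sqrt N)\big|\le\varepsilon\sqrt N$ for all $N$. This is possible: with $S^*_N=\max_{i<N}|S_i|$, the set is empty if $S_N^*<b\sqrt N$, and otherwise it has at most $2S_N^*+1\le4S^*_N\le4(S_N^*)^2/(b\sqrt N)$ elements; by \eqref{eq:doob} the mean is at most $C\sqrt N/b$.
\item Choose $r\ge1$ and $\kappa>0$ by Lemma~\ref{lem:many} such that, for large $N$, $\mathbb P(L_{[-rN,0)}(u)<\kappa\sqrt N)\le\varepsilon/b$ for $|u|\le2b\sqrt N$, and $\mathbb E\#\{u\in\hat V_N:L_N(u)<\kappa\sqrt N\}\le\varepsilon\sqrt N$.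
\item Choose $R_0$, a power of $2$, with $C_*b\,(\log R_0)/R_0\le\varepsilon$ and $C_*n_0^{-1/8}r/\kappa\le\varepsilon$.
\item Choose $\delta>0$ with $n_0\delta r/\kappa\le\varepsilon$.
\item Choose $m$ and $\phi$ by (E4) with $\mathbb P\big(\phi(\mathcal P_{-m}^m)\ne Q\big)<\delta/2$.
\end{itemize}
Now let $N\to\infty$. Let $w$ be the least integer $\ge b\sqrt N$ divisible by both $R_{k_*(N)}$ and $R_{k_*(rN)}$. These are powers of $2$ of size at most $(rN)^{3/16}$, so $w\le b\sqrt N+(rN)^{3/16}\le2b\sqrt N$ for large $N$. Put
\[
W=[-w,w)\cap\mathbb Z,\qquad Y=\omega|_W,\qquad Z_+=\mathcal P_0^{N-1},\qquad Z_-=\mathcal P_{-rN}^{-1}.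
\]

\emph{Coding.} Let $\Theta$ be $[0,N)$ or $[-rN,0)$, of length $\ell$. For $i\in\Theta$ let $\hat q_i=\phi(\mathcal P_{i-m}^{i+m})$ if $[i-m,i+m]\subset\Theta$, and let $\hat q_i$ be a fixed letter otherwise. Then $\hat q$ is a function of $Z_+$, respectively $Z_-$, and the expected number of errors is at most $\frac\delta2\ell+2m\le\delta\ell$ for large $N$. Proposition~\ref{prop:recon} applies in both cases. In both cases (1) gives $H(\Xi)\le2\varepsilon\sqrt N+o(\sqrt N)\le3\varepsilon\sqrt N$, and since $\ell\le rN$, (3) gives
\begin{equation}\label{eq:count}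
\mathbb E\,\#\{u\in W\setminus U:L_\Theta(u)\ge\kappa\sqrt N\}\le\frac{\big(n_0\delta+C_*n_0^{-1/8}+\ell^{-1/4}\big)rN}{\kappa\sqrt N}\le3\varepsilon\sqrt N
\end{equation}
for large $N$.

\emph{The past determines the window.} Take $\Theta=[-rN,0)$. The expected number of sites of $W$ with $L_\Theta(u)<\kappa\sqrt N$ is at most $4b\sqrt N\cdot\varepsilon/b$. With \eqref{eq:count}, $\mathbb E|W\setminus U|\le7\varepsilon\sqrt N$. Given $(Z_-,\Xi)$, the set $U$ and $\omega|_U$ are known, so $Y$ has at most $|\mathcal A|^{|W\setminus U|}$ possible values. By (E1) and (E2),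
\[
H(Y\,|\,Z_-)\le H(\Xi)+\log|\mathcal A|\;\mathbb E|W\setminus U|\le(3+7\log|\mathcal A|)\,\varepsilon\sqrt N .
\]

\emph{The future determines the scenery on the hull.} Take $\Theta=[0,N)$ and write $\hat V=\hat V_N$. This interval is a function of $x$, so it is independent of $\omega$, and its endpoints have modulus at most $c_0N$, so $H(\hat V)\le2\log(c_0N+1)$. By the choice of $\kappa$ and \eqref{eq:count}, $\mathbb E|(W\cap\hat V)\setminus U|\le4\varepsilon\sqrt N$. Reveal $\Xi$ and $\hat V$, and split $Y$ into its parts outside and inside $\hat V$: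
\begin{align*}
H(Y\,|\,Z_+)&\le H(\Xi)+H(\hat V)+H\big(\omega|_{W\setminus\hat V}\,\big|\,\hat V\big)+H\big(\omega|_{W\cap\hat V}\,\big|\,Z_+,\Xi,\hat V\big)\\
&\le3\varepsilon\sqrt N+O(\log N)+H(\nu)\,\mathbb E|W\setminus\hat V|+4\varepsilon\sqrt N\log|\mathcal A| .
\end{align*}
Since $H(Y)=H(\nu)|W|$ and $W\supset[-b\sqrt N,b\sqrt N)\cap\mathbb Z$, the choice of $b$ gives
\[
H(Y)-H(\nu)\mathbb E|W\setminus\hat V|=H(\nu)\,\mathbb E|W\cap\hat V|\ge H(\nu)\,\mathbb E|\hat V_N|-H(\nu)\,\varepsilon\sqrt N .
\]

\emph{Conclusion.} By (E1) and (E3), $H(Z_+\,|\,Z_-)\ge H(\mathcal P_0^{N-1}\,|\,\mathcal P_{-\infty}^{-1})=Nh(T)$, so $E_N(\mathcal P)\ge I(Z_-;Z_+)$. Lemma~\ref{lem:three}, the three displays above and $H(\nu)\le\log|\mathcal A|$ give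
\[
E_N(\mathcal P)\ge H(\nu)\,\mathbb E|\hat V_N|-(6+12\log|\mathcal A|)\,\varepsilon\sqrt N-O(\log N)
\]
for large $N$. As $\varepsilon$ is arbitrary, \eqref{eq:lower} follows.
\end{proof}

That $\mathcal P$ generates was used twice: to obtain the code $\phi$, and to identify $H(\mathcal P\,|\,\mathcal P_{-\infty}^{-1})$ with $h(T)$. Theorem~\ref{thm:walk} is all that the proof of Theorem~\ref{thm:main} requires. The invariant behind it can be computed exactly.

\begin{theorem}\label{thm:sharp}
For any walk satisfying \textup{(W1)}, \textup{(W2)} and any independent scenery on a finite alphabet,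
\[
\inf_{\mathcal P}\ \liminf_{N\to\infty}\frac{H(\mathcal P_0^{N-1})-N\,h(T)}{\sqrt N}=\sqrt{8/\pi}\;\varsigma\,H(\nu),
\]
where the infimum is over finite generating partitions. It is attained by $Q$, as a limit. Hence, if two such systems, possibly with different walks, are isomorphic, then they have the same entropy and the same value of $\varsigma H(\nu)$.
\end{theorem}

\begin{proof}
The functional central limit theorem for stationary ergodic square-integrable martingale differences \cite{Bil} applies to $(\xi_i)$. Since $S_n-\mathcal M_n$ is bounded by \eqref{eq:mart}, the process $S_{\lfloor N\cdot\rfloor}/\sqrt N$ converges in law to $\varsigma\mathcal W$, where $\mathcal W$ is a standard Brownian motion on $[0,1]$. Now $|\hat V_N|=\max_{i\le N}S_i-\min_{i\le N}S_i+O(1)$, so $|\hat V_N|/\sqrt N$ converges in law to $\varsigma(\max\mathcal W-\min\mathcal W)$. The second moments are bounded by \eqref{eq:doob}, so the means converge. By the reflection principle, $\max\mathcal W$ and $-\min\mathcal W$ have the law of $|\mathcal W_1|$, of mean $\sqrt{2/\pi}$. Thus $\mathbb E|\hat V_N|/\sqrt N\to\varsigma\sqrt{8/\pi}$.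 The sites of $\hat V_N\setminus V_N$ have local time $0$, so $\mathbb E|\hat V_N\setminus V_N|=o(\sqrt N)$ by Lemma~\ref{lem:many}(a). Theorem~\ref{thm:walk} now gives the lower bound for every $\mathcal P$ and the limit for $Q$. The left side is an isomorphism invariant by Section~\ref{sec:entropy}.
\end{proof}

For the lazy walk the invariant equals $\sqrt{8/\pi}\,\sqrt{2/3}\,H(\nu)=4H(\nu)/\sqrt{3\pi}$.

\begin{corollary}\label{cor:notB}
If $H(\nu)>0$, then $T$ is not Bernoulli. In particular, none of the maps $T_t$ constructed for Theorem~\ref{thm:main} is Bernoulli.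
\end{corollary}

\begin{proof}
By Ornstein's theorem a Bernoulli automorphism of finite entropy has a finite generating partition $\mathcal P$ with independent letters, and then $E_N(\mathcal P)=0$ for all $N$. This contradicts \eqref{eq:lower}, because $\mathbb E|\hat V_N|\ge c_1\sqrt N$. Proposition~\ref{prop:model} below shows that $T_t$ is isomorphic to such a system with $H(\nu)=2h(B_t)$, which is positive by Lemma~\ref{lem:fiber}.
\end{proof}

\section{The smooth maps}\label{sec:smooth}

Let $\hat S$ be a closed surface, $\hat Z\to\hat S$ a principal $\mathbb Z$-bundle, that is, a covering on which a generator $\tau$ of $\mathbb Z$ acts freely and transitively on each fiber, and $B$ a diffeomorphism of $\mathbb T^2$. The quotient of $\hat Z\times\mathbb T^2$ by $(z,y)\mapsto(\tau z,By)$ is a $\mathbb T^2$-bundle over $\hat S$. If a diffeomorphism of $\hat S$ lifts to a map $\tilde F$ commuting with $\tau$, then $\tilde F\times\mathrm{id}$ descends to a smooth map of this bundle, and in a measurable trivialization it has the form \eqref{eq:skew}, where $c$ counts the sheets by which $\tilde F$ moves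 a point. Principal $\mathbb Z$-bundles over $\hat S$ are classified by their holonomy $\hat{\mathfrak h}\in H^1(\hat S;\mathbb Z)=\operatorname{Hom}(H_1(\hat S),\mathbb Z)$, and a diffeomorphism has a lift commuting with $\tau$ if and only if it preserves $\hat{\mathfrak h}$. A hyperbolic automorphism $A$ preserves no nonzero class on $\mathbb T^2$, since $1$ is not an eigenvalue. We therefore remove two fixed points, which creates an invariant class, and then compactify by a blow-up that keeps the map smooth and the density positive.

\subsection*{The base surface}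
Let
\[
A=\begin{pmatrix}1&1\\3&4\end{pmatrix},\qquad\lambda=\frac{5+\sqrt{21}}2 .
\]
The matrix has determinant $1$, trace $5$ and positive eigenvalues $\lambda^{\pm1}$. On $\mathbb T^2$ it fixes $0$ and $\pm p$, where $p=(\frac13,0)$, because $Ap=p+(0,1)$. We remove the symmetric pair and keep $0$ as base point: $X=\mathbb T^2\setminus\{p,-p\}$.

Let $(\xi,\zeta)$ be linear coordinates on $\mathbb R^2$ in which $A(\xi,\zeta)=(\lambda\xi,\lambda^{-1}\zeta)$; Lebesgue measure is a constant multiple of $d\xi\,d\zeta$. Near $q\in\{p,-p\}$ use these coordinates centered at $q$; as $q$ is fixed, $A$ has the same formula. Choose $r_0$ so small that the discs $\{\xi^2+\zeta^2<r_0^2\}$ about $\pm p$ are embedded and disjoint. In polar coordinates the area is $r\,dr\,d\varphi$, so the usual blow-up, which lets $r$ change sign, has a density vanishing on the new circle. We use the square of the radius instead: $\xi=\sqrt\rho\cos\varphi$, $\zeta=\sqrt\rho\sin\varphi$ with $\rho>0$, $\varphi\in\mathbb R/2\pi\mathbb Z$. Then $|d\xi\,d\zeta|=\frac12|d\rho\,d\varphi|$, and $A$ becomes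
\begin{equation}\label{eq:polar}
(\rho,\varphi)\mapsto\big(\rho\,\psi(\varphi),\eta(\varphi)\big),\quad\psi=\lambda^2\cos^2\varphi+\lambda^{-2}\sin^2\varphi,\quad\eta=\arg(\lambda\cos\varphi,\lambda^{-1}\sin\varphi).
\end{equation}
Here $\psi(\varphi+\pi)=\psi(\varphi)$ and $\eta(\varphi+\pi)=\eta(\varphi)+\pi$. Let
\[
N_q=\{(\rho,\varphi):|\rho|<r_0^2\}\big/\big((\rho,\varphi)\sim(-\rho,\varphi+\pi)\big),
\]
an open M\"obius band with core circle $\{\rho=0\}$. Each point off the core has exactly one representative with $\rho>0$, and this identifies $N_q\setminus\{\rho=0\}$ diffeomorphically with the punctured disc about $q$. Gluing $N_p$ and $N_{-p}$ to $X$ gives a closed connected surface $\hat S\supset X$. Lebesgue measure on $X$ extends to a smooth positive density on $\hat S$, a constant multiple of $|d\rho\,d\varphi|$ on $N_q$, and the core circles are null. Formula \eqref{eq:polar} is linear in $\rho$, so it is $C^\infty$ on $\{|\rho|<\lambda^{-2}r_0^2\}$, and it respects $\sim$. The same holds for $A^{-1}$, with $\lambda$ replaced by $\lambda^{-1}$. Hence $A|_X$ extends to a $C^\infty$ diffeomorphism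 $\hat f$ of $\hat S$, which preserves the density because it does so on the dense set $X$.

\subsection*{The invariant class}
The points $\pm p$ cut the horizontal circle through $0$ into two arcs, which we orient from left to right: $\beta=\{(s,0):-\frac13\le s\le\frac13\}$ from $-p$ to $p$, and $\beta'=\{(s,0):\frac13\le s\le\frac23\}$ from $p$ to $-p$. For a loop $\gamma$ in $X$ let $\mathfrak h(\gamma)$ be its algebraic intersection number with the relative cycle $\mathfrak b=\beta-2\beta'$: an upward crossing of $\beta$ counts $+1$, an upward crossing of $\beta'$ counts $-2$, and downward crossings count with the opposite sign. The intersection number depends only on the classes in $H_1(X)$ and $H_1(\mathbb T^2,\{\pm p\})$, and it is unchanged when an orientation-preserving homeomorphism of the pair $(\mathbb T^2,\{\pm p\})$ is applied to both. Let $\iota=-\mathrm{Id}$; it commutes with $A$, preserves orientation and area, fixes $0$ and exchanges $p$ and $-p$. Let $\gamma_\pm$ be small counterclockwise loops around $\pm p$.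

\begin{lemma}\label{lem:class}
The homomorphism $\mathfrak h:H_1(X)\to\mathbb Z$ is surjective, $A^*\mathfrak h=\mathfrak h$, $\iota^*\mathfrak h=-\mathfrak h$, and $\mathfrak h(\gamma_\pm)=\mp3$.
\end{lemma}

\begin{proof}
The vertical circle through $0$, oriented upward, crosses $\beta$ once, so $\mathfrak h$ is onto. The loop $\gamma_+$ crosses $\beta'$ upward and $\beta$ downward, which gives $-2-1=-3$; the loop $\gamma_-$ crosses $\beta$ upward and $\beta'$ downward, which gives $1+2=3$.

A class in $H_1(\mathbb T^2,\{\pm p\})$ has a boundary in $H_0(\{\pm p\})$ and a displacement in $\mathbb R^2$, obtained by integrating the two coordinate one-forms. These determine the class: by the exact sequence of the pair, two classes with the same boundary differ by an element of $H_1(\mathbb T^2)=\mathbb Z^2$, and that element is its own displacement. The class $\mathfrak b$ has boundary $3([p]-[-p])$ and displacement $(\frac23,0)-2(\frac13,0)=0$. A linear automorphism acts linearly on displacements, so $A\mathfrak b$ and $\iota\mathfrak b$ have displacement $0$. Since $A$ fixes $\pm p$ and $\iota$ exchanges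 them, $A\mathfrak b=\mathfrak b$ and $\iota\mathfrak b=-\mathfrak b$ as relative classes. Writing a dot for the intersection number, $\mathfrak h(A\gamma)=A\gamma\cdot A\mathfrak b=\mathfrak h(\gamma)$ and $\mathfrak h(\iota\gamma)=-\,\iota\gamma\cdot\iota\mathfrak b=-\mathfrak h(\gamma)$.
\end{proof}

Let $\tilde X\to X$ be the covering that corresponds to the kernel of $\mathfrak h:\pi_1(X,0)\to\mathbb Z$. It is connected with deck group $\mathbb Z$, because $\mathfrak h$ is onto; let $d$ be the generator such that the lift of a loop $\gamma$ starting at $z$ ends at $d^{\mathfrak h(\gamma)}z$. Fix $\tilde0$ over $0$. Both $A$ and $\iota$ preserve the kernel, so they have lifts $\tilde f$ and $\tilde\iota$ fixing $\tilde0$. Following the lift of a loop with $\mathfrak h(\gamma)=1$ shows that $\tilde fd\,\tilde0=d\,\tilde0$ and $\tilde\iota d\,\tilde0=d^{-1}\tilde0$. Two lifts of one map that agree at a point are equal, so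
\begin{equation}\label{eq:lifts}
\tilde fd=d\tilde f,\qquad\tilde\iota d=d^{-1}\tilde\iota,\qquad\tilde\iota\tilde f=\tilde f\tilde\iota .
\end{equation}
Connectedness of $\tilde X$ will give (W2), and the symmetry $\tilde\iota$ will give the mean-zero condition in (W1).

\subsection*{Extension over the M\"obius bands}
Since $\mathfrak h(\gamma_\pm)\neq0$, the class does not extend over the punctures. It does not extend to $\hat S$ either: the loop $\gamma_\pm$ runs twice around the core $\delta_\pm$ of $N_{\pm p}$, so that $\gamma_\pm=2\delta_\pm$ in $H_1(N_{\pm p})=\mathbb Z\delta_\pm$ for a suitable orientation of $\delta_\pm$, while $\mathfrak h(\gamma_\pm)$ is odd. But $2\mathfrak h$ extends.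

\begin{lemma}\label{lem:extend}
There is a class $\hat{\mathfrak h}\in H^1(\hat S;\mathbb Z)$ whose restriction to $X$ is $2\mathfrak h$, and $\hat f^*\hat{\mathfrak h}=\hat{\mathfrak h}$.
\end{lemma}

\begin{proof}
Let $N=N_p\sqcup N_{-p}$, so that $X\cap N$ consists of two annuli with first homology generated by $\gamma_\pm$. The Mayer--Vietoris sequence reads
\[
H^0(X)\oplus H^0(N)\to H^0(X\cap N)\to H^1(\hat S)\to H^1(X)\oplus H^1(N)\to H^1(X\cap N).
\]
The class $2\mathfrak h$ on $X$ and the class $\delta_\pm\mapsto\mathfrak h(\gamma_\pm)$ on $N$ both take the value $2\mathfrak h(\gamma_\pm)$ on $\gamma_\pm$, so they come from some $\hat{\mathfrak h}$. The restriction $H^1(\hat S)\to H^1(X)$ is injective. Indeed, a class vanishing on $X$ vanishes on $2\delta_\pm$, hence on $\delta_\pm$, hence on $N$; and the third arrow is injective because $H^0(N)\to H^0(X\cap N)$ is onto. Finally $\hat f^*\hat{\mathfrak h}$ restricts to $A^*(2\mathfrak h)=2\mathfrak h$.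
\end{proof}

Let $\hat Z\to\hat S$ be the principal $\mathbb Z$-bundle with holonomy $\hat{\mathfrak h}$ and generator $\tau$. By Lemma~\ref{lem:extend}, $\hat f$ has a smooth lift $\tilde F:\hat Z\to\hat Z$ commuting with $\tau$. Over $X$ we have an explicit model. The space of classes $[z,k]$, $z\in\tilde X$, $k\in\mathbb Z$, with $[dz,k]=[z,k+2]$ and $\tau[z,k]=[z,k+1]$, is a principal $\mathbb Z$-bundle over $X$ in which the lift of a loop $\gamma$ from $[z,0]$ ends at $[d^{\mathfrak h(\gamma)}z,0]=\tau^{2\mathfrak h(\gamma)}[z,0]$. Its holonomy is $2\mathfrak h$, and we identify it with the part of $\hat Z$ over $X$. By \eqref{eq:lifts} the map $[z,k]\mapsto[\tilde fz,k]$ is well defined; it is a lift of $A$ commuting with $\tau$. Two such lifts differ by $\tau^{n}$ with $n$ a continuous integer-valued function on the connected space $X$. Replacing $\tilde F$ by its composition with a power of $\tau$, we may assume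
\begin{equation}\label{eq:F}
\tilde F[z,k]=[\tilde fz,k]\qquad\text{over }X .
\end{equation}

\subsection*{The fiber maps}
All the $T_t$ must live on one manifold, so the fiber maps have to be isotopic through area-preserving maps, and yet their entropies have to vary. We perturb a linear map by a shear. Recall that a diffeomorphism $B$ of a compact manifold is \emph{Anosov} if the tangent bundle splits continuously and invariantly as $E^s\oplus E^u$, with $DB^n$ on $E^s$ and $DB^{-n}$ on $E^u$ contracting at a uniform exponential rate as $n\to\infty$. We use three standard facts.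
\begin{enumerate}
\item[(A1)] A hyperbolic toral automorphism $L$ is Anosov and mixing for Lebesgue measure, hence topologically mixing. (For characters, $\langle e_k\circ L^n,e_l\rangle=0$ for large $n$ if $k\ne0$, since the orbit of $k$ under the transpose leaves every finite set.)
\item[(A2)] Structural stability: a diffeomorphism that is $C^1$-close to an Anosov diffeomorphism is Anosov and topologically conjugate to it.
\item[(A3)] A topologically mixing $C^\infty$ Anosov diffeomorphism preserving a smooth measure is Bernoulli for that measure, and its entropy is the integral of the logarithm of the Jacobian along $E^u$ \cite[Ch.~4]{Bow}.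
\end{enumerate}
Let
\[
B_0=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad g_t(y_1,y_2)=(y_1,\,y_2+t\sin2\pi y_1),\qquad B_t=B_0\circ g_t .
\]
The shear $g_t$ is an area-preserving diffeomorphism of $\mathbb T^2$ with inverse $g_{-t}$, and $g_t\to\mathrm{id}$ in $C^1$ as $t\to0$. Choose $t_0>0$ with $2\pi t_0\le\frac12$ such that for $t\in[0,t_0]$ the map $B_t$ is Anosov and conjugate to $B_0$. Then $B_t$ is topologically mixing, and it is Bernoulli by (A3).

\begin{lemma}\label{lem:fiber}
The function $t\mapsto h(B_t)$ is continuous on $[0,t_0]$, and $\log2\le h(B_t)<h(B_0)$ for $0<t\le t_0$.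
\end{lemma}

\begin{proof}
Let $u_t(y)=2\pi t\cos2\pi y_1$, so that $|u_t|\le\frac12$ and
\[
DB_t=\begin{pmatrix}2+u_t&1\\1+u_t&1\end{pmatrix}.
\]
We look for an invariant field $(1,m)$. Since $DB_t(1,m)^{\mathsf T}=(w,w-1)^{\mathsf T}$ with $w=2+u_t+m$, invariance means $m\circ B_t=1-1/w$, which in terms of $w$ reads
\begin{equation}\label{eq:w}
w=3+u_t-\frac1{w\circ B_t^{-1}} .
\end{equation}
On the complete metric space $\{w\in C(\mathbb T^2):w\ge2\}$ the right side defines a map to itself, because $3-\frac12-\frac12=2$, and a contraction with constant $\frac14$, because $|1/w-1/w'|\le|w-w'|/4$. Let $w_t$ be the fixed point. The iterates started from the constant $2$ are jointly continuous in $(t,y)$ and converge uniformly in $(t,y)$, so $w_t(y)$ is jointly continuous. With $m_t=w_t-2-u_t$ and $\mathbf v=(1,m_t)^{\mathsf T}$ we have $DB_t\mathbf v=w_t\cdot\mathbf v\circ B_t$. As $w_t\ge2$ and $\|\mathbf v\|$ is bounded, $\|DB_t^{-n}\mathbf v\|\le C2^{-n}$. A vector with a nonzero component in $E^s$ grows under backward iteration, so $\mathbf v\in E^u$; and $E^u$ is a line field, since $B_t$ preserves area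 and so cannot expand in all directions. The logarithm of the unstable Jacobian is $\log w_t+\log\|\mathbf v\|\circ B_t-\log\|\mathbf v\|$, so (A3) gives $h(B_t)=\int\log w_t$. This is continuous in $t$ and at least $\log2$.

Integrate \eqref{eq:w}, using $\int u_t=0$ and the invariance of area: $\int(w_t+1/w_t)=3$, that is, $\int2\cosh(\log w_t)=3$. By Jensen's inequality for the strictly convex function $\cosh$, $2\cosh h(B_t)\le3$, with equality if and only if $w_t$ is constant. By \eqref{eq:w}, a constant $w_t$ forces $u_t$ to be constant, that is $t=0$; and for $t=0$ the iterates above are constant, so $w_0$ is constant and $2\cosh h(B_0)=3$. Since $\cosh$ is increasing on $[0,\infty)$, the claim follows.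
\end{proof}

\subsection*{The four-manifold}
Let $M_t$ be the quotient of $\hat Z\times\mathbb T^2$ by the group generated by $(z,y)\mapsto(\tau z,B_ty)$, with points written $[z,y]$. It is a $\mathbb T^2$-bundle over $\hat S$, so a closed connected four-manifold. The product of the lifted density with Lebesgue measure is invariant under the group and descends to a smooth positive density; let $\mu_t$ be the normalized measure. Since $\tilde F$ commutes with $\tau$ and preserves the lifted density, $F_t[z,y]=[\tilde Fz,y]$ is a well-defined $C^\infty$ diffeomorphism of $M_t$ preserving $\mu_t$.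

\begin{lemma}\label{lem:same}
For each $t\in[0,t_0]$ there is a diffeomorphism $\Phi_t:M_0\to M_t$ carrying $\mu_0$ to $\mu_t$.
\end{lemma}

\begin{proof}
There is a smooth $\hat r:\hat Z\to\mathbb R$ with $\hat r\circ\tau=\hat r+1$: over a trivializing open set take the number of the sheet, and combine these functions by a partition of unity on $\hat S$. Let $\chi:[0,1]\to[0,1]$ be smooth, $0$ near $0$ and $1$ near $1$. Put $G_r=B_0\,g_{\chi(r)t}\,B_0^{-1}$ for $r\in[0,1]$, and extend to $r\in\mathbb R$ by $G_{r+1}=B_tG_rB_0^{-1}$. This is consistent because $G_0=\mathrm{id}$ and $G_1=B_tB_0^{-1}$. It is smooth in $r$ because $G_r=B_t^nB_0^{-n}$ for $r$ near an integer $n$. Each $G_r$ preserves area, so $\Psi(z,y)=(z,G_{\hat r(z)}y)$ is a diffeomorphism of $\hat Z\times\mathbb T^2$ preserving the product measure. Moreover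
\[
\Psi(\tau z,B_0y)=(\tau z,G_{\hat r(z)+1}B_0y)=(\tau z,B_tG_{\hat r(z)}y),
\]
so $\Psi$ intertwines the two group actions and descends to the required $\Phi_t$.
\end{proof}

Set $M=M_0$, $\mu=\mu_0$ and $T_t=\Phi_t^{-1}F_t\Phi_t\in\mathrm{Diff}^\infty(M,\mu)$. Then $T_t\cong F_t$.

\section{Coding by a walk in random scenery}\label{sec:coding}

\begin{proposition}\label{prop:model}
There is a walk $(P,c)$ satisfying \textup{(W1)} and \textup{(W2)}, with $h(\sigma)=\log\lambda$, such that for every $t\in[0,t_0]$ and every law $\nu$ on a finite alphabet with $H(\nu)=2h(B_t)$, the map $T_t$ is isomorphic to the system $T$ of Section~\ref{sec:walks} with walk $(P,c)$ and scenery law $\nu$.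
\end{proposition}

The chain comes from a Markov partition for $A$. The cocycle $c$ will be constant on the pieces only if they lift to $\tilde X$, so the points $\pm p$ must not lie inside any piece. We build a partition with two rectangles and then cut it through $\pm p$.

\subsection*{Rectangles}
Use the coordinates $(\xi,\zeta)$ on $\mathbb R^2$, let $\Gamma$ be the lattice $\mathbb Z^2$, and call the $\xi$-direction horizontal (expanding) and the $\zeta$-direction vertical (contracting). \emph{Rectangle} means a rectangle with horizontal and vertical sides. The eigenvectors $(1,\lambda^{\pm1}-1)$ of $A$ have irrational slope. So $\Gamma$ has no nonzero vector on the two axes, and every horizontal or vertical half-line projects to a dense subset of $\mathbb T^2$.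

\emph{The lattice has a basis $(a_2,b_1)$, $(-a_1,b_2)$ with $a_1,a_2,b_1,b_2>0$.} Start from any basis and change signs so that both $\zeta$-coordinates are positive; they are different, since otherwise the difference of the two vectors would be horizontal. If the $\xi$-coordinates have opposite signs we are done. If not, subtract the vector with the smaller $\zeta$-coordinate from the other one. The $\zeta$-coordinates stay positive. Either the $\xi$-coordinates now have opposite signs, or they have the same sign as before and the sum of the four absolute values has strictly decreased. The second case can occur only finitely often, because a bounded set contains finitely many lattice vectors.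

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!15] (0,0) rectangle (2.4,1.2);
\fill[gray!35] (-1.5,0) rectangle (0,2);
\draw (0,0) rectangle (2.4,1.2);
\draw (-1.5,0) rectangle (0,2);
\draw[very thick] (-1.5,0) -- (2.4,0);
\draw[dashed,thick] (0,2) -- (0,3.2) node[right] {$b_1+b_2$};
\draw[->,thick] (0,0) -- (1.5,1.2) node[above] {$(a_2,b_1)$};
\draw[->,thick] (0,0) -- (-2.4,2) node[above] {$(-a_1,b_2)$};
\draw (0.9,0.07) -- (0.9,-0.07) node[below] {$a_1-a_2$};
\node[below] at (-1.5,-0.05) {$-a_2$};
\node[below] at (0,-0.05) {$0$};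
\node[below] at (2.4,-0.05) {$a_1$};
\node at (1.95,0.5) {$R_1$};
\node at (-0.5,1.5) {$R_2$};
\end{tikzpicture}
\caption{A fundamental domain $R_1\cup R_2$ for the lattice with basis $(a_2,b_1)$, $(-a_1,b_2)$, in eigen-coordinates (schematic). Lattice translations carry the tops of $R_1$ and $R_2$ onto the parts of the thick segment $J$ to the left and to the right of $a_1-a_2$, and carry the two outer vertical sides into the vertical segment from $0$ to height $b_1+b_2$.}
\label{fig:rect}
\end{figure}

Let $R_1=[0,a_1]\times[0,b_1]$, $R_2=[-a_2,0]\times[0,b_2]$, and let $J=[-a_2,a_1]\times\{0\}$ be the union of their bottoms (Figure~\ref{fig:rect}). Subtracting $(a_2,b_1)$ from the top of $R_1$ gives $[-a_2,a_1-a_2]\times\{0\}$, and subtracting $(-a_1,b_2)$ from the top of $R_2$ gives $[a_1-a_2,a_1]\times\{0\}$. Both lie in $J$. A point moving upward from $J$ crosses one of the rectangles and is, modulo $\Gamma$, back in $J$; so an upward half-line from a point of $J$ projects into the projection of $R_1\cup R_2$. That projection is closed and dense, so it is $\mathbb T^2$. The area $a_1b_1+a_2b_2$ of $R_1\cup R_2$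 equals the determinant of the basis, which is the area of the torus. Hence the projection is injective on $\operatorname{int}R_1\cup\operatorname{int}R_2$: otherwise an open set would be covered twice, and the image would have less than full area.

Let $\partial^u$ and $\partial^s$ be the projections of the unions of the horizontal and of the vertical sides. Then $\partial^u$ is the projection of $J$. The vertical sides are $\{0\}\times[0,b_1]$, $\{0\}\times[0,b_2]$, and $\{a_1\}\times[0,b_1]$, $\{-a_2\}\times[0,b_2]$; adding $(-a_1,b_2)$ and $(a_2,b_1)$ to the last two gives $\{0\}\times[b_2,b_1+b_2]$ and $\{0\}\times[b_1,b_1+b_2]$. So $\partial^s$ is the projection of $\{0\}\times[0,b_1+b_2]$. Both segments contain $0$ and the eigenvalues are positive, so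
\begin{equation}\label{eq:markov}
A(\partial^s)\subset\partial^s,\qquad A^{-1}(\partial^u)\subset\partial^u .
\end{equation}

\emph{Cutting through $\pm p$.} Two points on a common vertical segment approach each other under $A^n$, and two points on a common horizontal segment under $A^{-n}$; so two different fixed points do not lie on a common segment. Hence $p\notin\partial^s\cup\partial^u$, and $p$ is interior to a rectangle. Cut this rectangle into four along the full vertical and horizontal segments through $p$. The map $A$ contracts the vertical segment toward its fixed point $p$, hence into itself, and $A^{-1}$ does the same with the horizontal one. So \eqref{eq:markov} holds for the enlarged sets $\partial^s,\partial^u$. The point $-p$ is on none of the sides so far; cut its rectangle in the same way. We obtain finitely many rectangles $R_i$, renumbered, of width $a_i$ and height $b_i$, whose projections cover $\mathbb T^2$, whose interiors project injectively to disjoint sets that do not contain $\pm p$, and which satisfy \eqref{eq:markov}. We identify $\operatorname{int}R_i$ with its projection.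 No point of $\partial^s\cup\partial^u$ lies in any $\operatorname{int}R_i$: if a boundary point of $R_j$ and an interior point of $R_i$ had the same projection, then so would pairs of distinct interior points near them.

\subsection*{The Markov chain}
Let $\mathcal E$ be the set of connected components $e$ of the sets $\operatorname{int}R_i\cap A^{-1}\operatorname{int}R_j$, and write $i=i(e)$, $j=j(e)$. A subrectangle of $\operatorname{int}R_i$ has \emph{full height} if its height is $b_i$ and \emph{full width} if its width is $a_i$.

\begin{lemma}\label{lem:cyl}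
\begin{enumerate}
\item[(a)] Each $e\in\mathcal E$ is an open rectangle of full height $b_{i(e)}$ in $\operatorname{int}R_{i(e)}$ and of width $a_{j(e)}/\lambda$, and $Ae$ is a rectangle of full width in $\operatorname{int}R_{j(e)}$. The set $\mathcal E$ is finite.
\item[(b)] The set $\mathrm{Cyl}(e_0,\dots,e_n)=\{x:A^kx\in e_k,\ 0\le k\le n\}$ is empty unless $j(e_k)=i(e_{k+1})$ for all $k<n$, and in that case it is a rectangle of full height $b_{i(e_0)}$ in $\operatorname{int}R_{i(e_0)}$ and of width $a_{j(e_n)}\lambda^{-n-1}$.
\end{enumerate}
\end{lemma}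

\begin{proof}
(a) Let $x\in\operatorname{int}R_i$ with $Ax\in\operatorname{int}R_j$. By \eqref{eq:markov}, $A(\operatorname{int}R_i)$ misses $\partial^u$ and $A^{-1}(\operatorname{int}R_j)$ misses $\partial^s$. The image under $A$ of the full vertical segment of $\operatorname{int}R_i$ through $x$ is a vertical segment through $Ax$; it could leave $\operatorname{int}R_j$ only through a horizontal side, so it stays in $\operatorname{int}R_j$. Thus $\operatorname{int}R_i\cap A^{-1}\operatorname{int}R_j$ is a union of full vertical segments, and its components are rectangles of full height. The image under $A^{-1}$ of the full horizontal segment of $\operatorname{int}R_j$ through $Ax$ is a horizontal segment through $x$ of length $a_j/\lambda$; it could leave $\operatorname{int}R_i$ only through a vertical side, so it stays in $\operatorname{int}R_i$. Its endpoints are mapped by $A$ into $\partial^s$, so they are not in $A^{-1}\operatorname{int}R_j$. Hence the component of $x$ has width exactly $a_j/\lambda$, and its image has width $a_j$. The components are disjoint with area bounded below, so there are finitely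 many.

(b) Since $Ae_k\subset\operatorname{int}R_{j(e_k)}$ and $e_{k+1}\subset\operatorname{int}R_{i(e_{k+1})}$, the condition is necessary. The case $n=0$ is (a). For $n\ge1$, $A\,\mathrm{Cyl}(e_0,\dots,e_n)=Ae_0\cap\mathrm{Cyl}(e_1,\dots,e_n)$. In $\operatorname{int}R_{j(e_0)}$ the first set has full width and height $b_{i(e_0)}/\lambda$, and by induction the second has full height and width $a_{j(e_n)}\lambda^{-n}$. Their intersection is a rectangle of height $b_{i(e_0)}/\lambda$ and width $a_{j(e_n)}\lambda^{-n}$; apply $A^{-1}$.
\end{proof}

The sets $e\in\mathcal E$ cover $\mathbb T^2$ up to finitely many segments, so almost every $x$ has a code $(x_n)_{n\in\mathbb Z}$ with $A^nx\in x_n$. By Lemma~\ref{lem:cyl}(b) the ratio of the areas of $\mathrm{Cyl}(e_0,\dots,e_{n+1})$ and $\mathrm{Cyl}(e_0,\dots,e_n)$ depends only on $e_n$ and $e_{n+1}$. So the code is a stationary Markov chain with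
\[
P(e,e')=\frac{a_{j(e')}}{\lambda\,a_{j(e)}}\ \text{ if }i(e')=j(e),\qquad P(e,e')=0\ \text{ otherwise},
\]
and $\pi(e)=\mathrm{Leb}(e)>0$. The set $\{x:A^kx\in e_k,\ |k|\le n\}=A^n\mathrm{Cyl}(e_{-n},\dots,e_n)$ is a rectangle with both sides $O(\lambda^{-n})$, so the partition $\mathcal E$ generates, and the code is an isomorphism of $(\mathbb T^2,A,\mathrm{Leb})$ with the Markov shift $\sigma$. Mixing of $A$ gives $P^n(e,e')\to\pi(e')>0$, so $P$ is irreducible and aperiodic. Finally
\[
h(\sigma)=-\mathbb E\log P(x_0,x_1)=\log\lambda+\mathbb E\log a_{j(x_0)}-\mathbb E\log a_{j(x_1)}=\log\lambda .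
\]

\subsection*{The cocycle}
Each $\operatorname{int}R_i$ is a simply connected subset of $X$. Choose a lift of each to $\tilde X$, and let $s:\bigcup_i\operatorname{int}R_i\to\tilde X$ be the resulting continuous section. On $e\in\mathcal E$ the maps $\tilde f\circ s$ and $s\circ A$ are continuous lifts of $A|_e$, and $e$ is connected. So there is an integer $c(e)$ with
\begin{equation}\label{eq:c}
\tilde f(s(x))=d^{\,c(e)}s(Ax)\qquad(x\in e).
\end{equation}
We also write $c(x)=c(e)$ for $x\in e$. A point of $M_t$ over $x\in\bigcup_i\operatorname{int}R_i$ can be written uniquely as $[[s(x),0],y]$ with $y\in\mathbb T^2$, and in the coordinates $(x,y)$ the measure $\mu_t$ is $\mathrm{Leb}\times\mathrm{Leb}$. By \eqref{eq:F}, \eqref{eq:c}, the relation $[d^kz,0]=\tau^{2k}[z,0]$ in $\hat Z$ and the relation $[\tau^kz,y]=[z,B_t^{-k}y]$ in $M_t$,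
\[
F_t[[s(x),0],y]=[[d^{\,c(x)}s(Ax),0],y]=[\tau^{2c(x)}[s(Ax),0],y]=[[s(Ax),0],B_t^{-2c(x)}y].
\]
Thus $T_t$ is isomorphic to $(x,y)\mapsto(Ax,D_t^{c(x)}y)$ with $D_t=B_t^{-2}$. The inverse and the square of a Bernoulli automorphism are Bernoulli (reverse the sequence; group the letters in pairs), so $D_t$ is Bernoulli of entropy $2h(B_t)$. By Ornstein's theorem there is an isomorphism of $D_t$ with the shift $\theta$ on $(\mathcal A^{\mathbb Z},\nu^{\mathbb Z})$ whenever $H(\nu)=2h(B_t)$. Applying the code to $x$ and this isomorphism to $y$ conjugates the skew product to $T$. The pair $(P,c)$ does not depend on $t$. It remains to check the mean-zero condition and (W2).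

\subsection*{Mean zero}
For $x$ with $x,\iota x\in\bigcup_i\operatorname{int}R_i$ write $\tilde\iota s(x)=d^{\,b(x)}s(\iota x)$. The function $b$ is locally constant. Each set $\operatorname{int}R_i\cap\iota^{-1}\operatorname{int}R_j$ is the projection of the finitely many nonempty convex sets $\operatorname{int}R_i\cap(\mathbf g-\operatorname{int}R_j)$, $\mathbf g\in\Gamma$, so $b$ is bounded. By \eqref{eq:lifts} and \eqref{eq:c}, for almost every $x$,
\[
\tilde\iota\tilde fs(x)=d^{-c(x)+b(Ax)}s(\iota Ax),\qquad\tilde f\tilde\iota s(x)=d^{\,b(x)+c(\iota x)}s(A\iota x).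
\]
The left sides are equal and $\iota A=A\iota$, so $-c(x)+b(Ax)=b(x)+c(\iota x)$. Both $A$ and $\iota$ preserve area, so integration gives $-\int c=\int c$. Hence $\sum_e\pi(e)c(e)=\int c=0$, and (W1) holds.

\subsection*{Condition (W2)}
A solution of the relation in (W2) would give an eigenfunction of $\tilde f$ on $\tilde X$ that is changed by the deck transformation. We show that such a function is constant along contracting and expanding segments, hence constant on the connected surface $\tilde X$.

Suppose $e^{i\alpha c(e)}v(e')=\lambda_*v(e)$ whenever $P(e,e')>0$, with $\alpha\in(0,2\pi)$. For $x\in e$ and $k\in\mathbb Z$ put $\Phi(d^ks(x))=e^{i\alpha k}v(e)$. This defines $\Phi$ almost everywhere on $\tilde X$, with $|\Phi|=1$ and $\Phi\circ d=e^{i\alpha}\Phi$, and $\Phi$ is constant on each sheet $d^ks(e)$ over $e$. If $x\in e$ and $Ax\in e'$, then $P(e,e')>0$, and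
\[
\Phi(\tilde fd^ks(x))=\Phi(d^{\,k+c(e)}s(Ax))=e^{i\alpha k}e^{i\alpha c(e)}v(e')=\lambda_*\Phi(d^ks(x)).
\]
Fix $e_*\in\mathcal E$, a ball $O$ and $\varepsilon>0$ such that the $\varepsilon$-neighborhood of $O$ lies in $e_*$. Let $X_0$ be the set of $x$ whose whole orbit lies in $\bigcup_{e\in\mathcal E}e$ and which satisfy $A^nx\in O$ for infinitely many $n>0$ and infinitely many $n<0$. By ergodicity $X_0$ has full measure. For $z$ over $X_0$ we have $\Phi(\tilde f^nz)=\lambda_*^n\Phi(z)$ for all $n\in\mathbb Z$.

Let $\tilde W\subset\tilde X$ be an open set that projects homeomorphically onto a small rectangle in $X$, with coordinates $(\xi,\zeta)$. Let $z,z'\in\tilde W$ lie over $X_0$ and on a common vertical segment $\tilde\Sigma\subset\tilde W$, with projection $\Sigma$, and let $x$ be the projection of $z$. The length of $A^n\Sigma$ tends to $0$. For a large $n$ with $A^nx\in O$ we have $A^n\Sigma\subset e_*$, so the connected set $\tilde f^n\tilde\Sigma$ lies in a single sheet over $e_*$. Then $\Phi(\tilde f^nz)=\Phi(\tilde f^nz')$, and therefore $\Phi(z)=\Phi(z')$. For horizontal segments the lengths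 tend to $0$ as $n\to-\infty$, and the argument is the same with negative $n$. For almost every pair $z,z'\in\tilde W$, the point $z''$ with the $\xi$-coordinate of $z$ and the $\zeta$-coordinate of $z'$ lies over $X_0$, since $z''$ is uniformly distributed in $\tilde W$ when $z,z'$ are independent and uniform. For such pairs $\Phi(z)=\Phi(z'')=\Phi(z')$. So $\Phi$ is almost everywhere constant on each $\tilde W$. These sets form an open cover of the connected space $\tilde X$, so $\Phi$ is almost everywhere equal to one constant of modulus $1$. This contradicts $\Phi\circ d=e^{i\alpha}\Phi$ with $e^{i\alpha}\ne1$. Proposition~\ref{prop:model} is proved.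

\section{Proof of Theorem~\ref{thm:main} and higher dimensions}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For each $t$ choose a law $\nu_t$ on a finite alphabet with $H(\nu_t)=2h(B_t)$; it exists because $H$ is continuous on the simplex of laws on $\mathcal A$ and takes the values $0$ and $\log|\mathcal A|$. By Proposition~\ref{prop:model}, $T_t$ is isomorphic to the system with walk $(P,c)$ and scenery law $\nu_t$. By Theorem~\ref{thm:walk} it is $K$ with entropy $h(\sigma)=\log\lambda$, which is (1). Statement (3) is Lemma~\ref{lem:fiber}.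

For (2), if $h(B_t)=h(B_{t'})$, then $T_t$ and $T_{t'}$ are both isomorphic to the system with scenery law $\nu_t$. Conversely, suppose $T_t\cong T_{t'}$ and, say, $H(\nu_{t'})<H(\nu_t)$. Transport the partition $Q$ of the model of $T_{t'}$ to a finite generating partition $\mathcal P$ of the model of $T_t$. The walk is the same in both models, so the numbers $\mathbb E|V_N|\le\mathbb E|\hat V_N|$ are the same. Theorem~\ref{thm:walk}, applied to the two models, gives
\[
H(\nu_t)\,\mathbb E|\hat V_N|-o(\sqrt N)\le E_N(\mathcal P)=E_N(Q)\le H(\nu_{t'})\,\mathbb E|\hat V_N|+O(1).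
\]
Since $\mathbb E|\hat V_N|\ge c_1\sqrt N$ by Lemma~\ref{lem:fourier}, this is impossible for large $N$.
\end{proof}

\begin{corollary}\label{cor:dim}
In dimension $4$ and in every dimension $n\ge6$ there are a closed manifold with a smooth measure and continuum many pairwise non-isomorphic $C^\infty$ diffeomorphisms preserving it that are $K$-automorphisms of equal entropy.
\end{corollary}

\begin{proof}
Dimension $4$ is Theorem~\ref{thm:main}. Let $n\ge6$, and let $L$ be a hyperbolic automorphism of $\mathbb T^{n-4}$. Since $n-4\ge2$, one can take a direct sum of copies of $B_0$ and at most one copy of the companion matrix of $\zeta^3-3\zeta+1$; this polynomial has constant term $1$, and its values $-1,3,-1,3$ at $-2,-1,1,2$ show that its three roots are real and different from $\pm1$. Replace the fiber by $\mathbb T^2\times\mathbb T^{n-4}$ and $B_t$ by $B_t\times L$. The quotient $M_t$ is a closed $n$-manifold, and $F_t$ is defined as before. In Lemma~\ref{lem:same} replace $G_r$ by $G_r\times\mathrm{id}$; the relation $G_{r+1}\times\mathrm{id}=(B_t\times L)(G_r\times\mathrm{id})(B_0\times L)^{-1}$ holds.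 In Section~\ref{sec:coding} the walk is unchanged and $D_t$ becomes $(B_t\times L)^{-2}$. The map $L$ is Bernoulli by (A1) and (A3), and a product of Bernoulli automorphisms is Bernoulli with the sum of the entropies (take pairs of letters). So $D_t$ is Bernoulli of entropy $2h(B_t)+2h(L)$, and Proposition~\ref{prop:model} holds with $H(\nu)=2h(B_t)+2h(L)$. The proof of Theorem~\ref{thm:main} used only this proposition, Theorem~\ref{thm:walk} and Lemmas~\ref{lem:fourier} and~\ref{lem:fiber}, and the constant $2h(L)$ does not affect the comparison of $H(\nu_t)$ with $H(\nu_{t'})$.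
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bil}
Billingsley, \emph{Convergence of Probability Measures}.

\bibitem{Bow}
Bowen, \emph{Equilibrium states and the ergodic theory of Anosov diffeomorphisms}, LNM 470.

\bibitem{GK}
Marlies Gerber and Philipp Kunde, \emph{Non-Classifiability of Kolmogorov Diffeomorphisms up to Isomorphism}, arXiv:2307.13823 (2023).

\end{thebibliography}
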